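\title{Weakly pinned Gaussian fields with two candidate limits:\\ the pinned profile is selected}

\begin{abstract}
We consider the Gaussian random field on a discrete cylinder of side $N$ in dimension $d$, with boundary heights $aN$ and $bN$ at the two ends and a reward $\varepsilon>0$ for every site at height zero. For critical values of $a,b>0$ the macroscopic energy has two minimizers: an affine profile, and a profile that descends to zero, stays there and rises again. Bolthausen, Chiyonobu and Funaki conjectured that the convergence of the rescaled height to the second profile, known for $d\ge3$ with $\varepsilon$ large and for $d=1$, needs no condition on $d$ or $\varepsilon$. We prove this. The main step is a lower bound, at surface order $N^{d-1}$, for the ratio of the pinned and unpinned partition functions. It compares the gain from the penetration of the field into the pinned region with the cost of ending that region, and both are estimated by replacing random pinned sites with a deterministic mass.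
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}

Let $d\ge1$ and $N\ge3$ be integers, $\mathbb T_N=\mathbb Z/N\mathbb Z$, and
\[
\Gamma=\Gamma_N=\{1,\dots,N-1\}\times\mathbb T_N^{d-1},\qquad \bar\Gamma_N=\{0,1,\dots,N\}\times\mathbb T_N^{d-1}.
\]
The sets $\{x_1=j\}$ are called \emph{columns}; each has $V=N^{d-1}$ sites. The columns $x_1=0$ and $x_1=N$ are the \emph{faces}. For a function $f$ on a graph let
\[
\mathcal E(f)=\sum_{\langle x,y\rangle}(f_x-f_y)^2 ,
\]
the sum running over unordered pairs of nearest neighbors. Fix $a,b>0$ and $\varepsilon>0$. We consider height configurations $\phi=(\phi_x)_{x\in\bar\Gamma_N}$ with $\phi_x=aN$ on the face $x_1=0$ and $\phi_x=bN$ on the face $x_1=N$. The \emph{weakly pinned Gaussian field} is the probability measure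
\[
\mu_N(d\phi)=\frac1{\mathcal Z_N^\varepsilon}\,e^{-\frac12\mathcal E(\phi)}\prod_{x\in\Gamma}\bigl(\varepsilon\,\delta_0(d\phi_x)+d\phi_x\bigr).
\]
We write $\mathcal Z_N^0$ for the partition function with the same boundary values and $\varepsilon=0$. The Gaussian weight wants the surface to be flat, the atoms $\varepsilon\delta_0$ reward it for touching the level $0$, and the boundary values hold it at heights of order $N$ at the two ends.

The macroscopic domain is $D=[0,1]\times\mathbb T^{d-1}$ with $\mathbb T=\mathbb R/\mathbb Z$, and its points are written $t=(t_1,\underline t)$. The macroscopic height $h^N\colon D\to\mathbb R$ is given by $h^N(x/N)=\phi_x/N$ at the points of the mesh and is extended to $D$ as a step function or by interpolation. All we use about the extension is that on each cell of the mesh $h^N(t)$ is a convex combination, with weights that may depend on $t$, of the values at the vertices of the cell. Step functions and multilinear or simplicial interpolations have this property.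

The reward per site that the field can collect by staying near $0$ is the \emph{pinning free energy}
\begin{equation}\label{eq:xi}
\xi=\xi^\varepsilon=\lim_{\ell\to\infty}\frac1{\ell^d}\log\frac{Z^\varepsilon_\ell}{Z^0_\ell},
\end{equation}
where $Z^\varepsilon_\ell$ and $Z^0_\ell$ are the partition functions of the same model on the box $\Lambda_\ell=\{1,\dots,\ell\}^d\subset\mathbb Z^d$ with zero boundary values, with pinning strength $\varepsilon$ and without pinning. The limit exists (Lemma~\ref{lem:free}) and is positive; explicit lower bounds appear in Sections~\ref{sec:d1} and~\ref{sec:positive}. We put $u=\sqrt{2\xi}$.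

\subsection{Two minimizers}

If $h^N$ follows a profile $h$, then nearest-neighbor differences of $\phi$ are close to partial derivatives of $h$, which costs about $\frac12N^d\int_D|\nabla h|^2$ in the exponent, and the field earns about $\xi$ per site on the region where $h$ vanishes. So one expects $h^N$ to concentrate on the minimizers of
\[
\Sigma(h)=\frac12\int_D|\nabla h(t)|^2\,dt-\xi\,\bigl|\{t\in D:h(t)=0\}\bigr|
\]
over the set $\mathcal H$ of $h\in H^1(D)$ with trace $a$ on $\{t_1=0\}$ and trace $b$ on $\{t_1=1\}$. One candidate ignores the reward: $\bar h(t)=(1-t_1)a+t_1b$. The other descends to zero. A linear descent from height $\alpha>0$ over a length $y>0$ costs $\alpha^2/2y$ and forgoes the reward $\xi y$, and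
\begin{equation}\label{eq:square}
\frac{\alpha^2}{2y}+\xi y=u\alpha+\frac{(\alpha-uy)^2}{2y},
\end{equation}
so the best slope is $u$. When $a+b<u$ there is room for a descent and an ascent with this slope, and we define
\[
\hat h(t)=(a-ut_1)_++\bigl(b-u(1-t_1)\bigr)_+ ,
\]
which vanishes exactly for $a/u\le t_1\le 1-b/u$. By \eqref{eq:square}, $\Sigma(\hat h)=u(a+b)-\xi$, while $\Sigma(\bar h)=\frac12(a-b)^2$. We call $a,b>0$ \emph{critical} if $a+b<u$ and $\Sigma(\hat h)=\Sigma(\bar h)$, that is,
\begin{equation}\label{eq:critical}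
u(a+b)-\xi-\tfrac12(a-b)^2=0 .
\end{equation}
Equation \eqref{eq:critical} reads $u^2-2(a+b)u+(a-b)^2=0$. Its roots are $u=(\sqrt a\pm\sqrt b)^2$, and only the larger one exceeds $a+b$. Thus $a,b$ are critical if and only if $\sqrt a+\sqrt b=(2\xi)^{1/4}$.

It is known that the minimizers of $\Sigma$ lie in $\{\hat h,\bar h\}$. We include the short proof in the case we need.

\begin{lemma}\label{lem:min}
Let $a,b>0$ be critical and $\Sigma_{\min}=\frac12(a-b)^2$. Then $\Sigma(h)\ge\Sigma_{\min}$ for all $h\in\mathcal H$, with equality if and only if $h\in\{\hat h,\bar h\}$.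
\end{lemma}

\begin{proof}
Let first $d=1$, so that $h$ is absolutely continuous on $[0,1]$. If $h$ has no zero, then $\Sigma(h)=\frac12\int h'^2\ge\frac12(a-b)^2$ by the Cauchy--Schwarz inequality, with equality only for $h=\bar h$. Otherwise let $0<s\le s'<1$ be the first and the last zero of $h$. By Cauchy--Schwarz on $[0,s]$ and $[s',1]$, and then \eqref{eq:square} and \eqref{eq:critical},
\[
\Sigma(h)\ge\frac{a^2}{2s}+\xi s+\frac{b^2}{2(1-s')}+\xi(1-s')-\xi\ge u(a+b)-\xi=\Sigma_{\min}.
\]
Equality forces $s=a/u$, $1-s'=b/u$, $h$ affine on $[0,s]$ and on $[s',1]$, and $h=0$ on $[s,s']$; that is, $h=\hat h$.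

For $d\ge2$, a function $h\in\mathcal H$ has a representative whose slices $h(\cdot,\underline t)$ are, for almost every $\underline t$, absolutely continuous with end values $a,b$ and derivative $\partial_1h(\cdot,\underline t)$. By Fubini's theorem $\Sigma(h)$ is the integral over $\underline t$ of the one-dimensional functional (with the same $\xi$) of the slices, plus $\frac12\int_D|\nabla_{\underline t}h|^2$. Hence $\Sigma(h)\ge\Sigma_{\min}$, and equality forces $\nabla_{\underline t}h=0$, so that $h$ depends on $t_1$ only and is a one-dimensional minimizer.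
\end{proof}

\subsection{The result}

For critical $a,b$ the functional $\Sigma$ does not tell which of the two profiles is seen. Bolthausen, Chiyonobu and Funaki \cite{BCF} studied this situation. It is known that $h^N\to\hat h$ in probability, in $L^1(D)$, if $d\ge3$ and $\varepsilon$ is sufficiently large, and also if $d=1$. It is conjectured in \cite{BCF} that neither the condition on the dimension nor the condition on $\varepsilon$ is necessary. We prove that this is so. Let
\[
\mathcal R_N=\mathcal Z_N^\varepsilon/\mathcal Z_N^0 .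
\]

\begin{theorem}\label{thm:main}
Let $d\ge1$, $\varepsilon>0$, and let $a,b>0$ be critical.
\begin{enumerate}
\item[(i)] If $d\ge2$, there is $c_*=c_*(d,\varepsilon)>0$ such that $\mathcal R_N\ge e^{(c_*-o(1))N^{d-1}}$. If $d=1$, there is $c>0$ such that $\mathcal R_N\ge cN^{1/2}$ for $N$ large.
\item[(ii)] For every $\delta>0$,
\[
\lim_{N\to\infty}\mu_N\bigl(\|h^N-\hat h\|_{L^1(D)}>\delta\bigr)=0 .
\]
For $N$ large this probability is at most $e^{-cN^{d-1}}$ if $d\ge2$ and at most $CN^{-1/2}$ if $d=1$, with $c,C>0$ depending on $d,\varepsilon,a,b,\delta$.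
\end{enumerate}
\end{theorem}

From now on $a,b>0$ are critical. The letters $c,C$ denote positive constants that do not depend on $N$ and may change from line to line, and $o(\cdot)$, $O(\cdot)$ refer to $N\to\infty$ unless another limit is indicated.

\subsection{Why the pinned profile, and the plan of the proof}

Near $\bar h$ the field is at height of order $N$ almost everywhere, a single zero is very expensive, and the configurations near $\bar h$ carry a total weight of at most about $\mathcal Z_N^0$. Their probability is therefore at most about $1/\mathcal R_N$. Configurations far from both $\hat h$ and $\bar h$ have probability $e^{-cN^d}$. These two statements are Propositions~\ref{prop:bar} and~\ref{prop:away}; they hold in every dimension, are proved in Sections~\ref{sec:bar} and~\ref{sec:away}, and reduce the problem to showing that $\mathcal R_N\to\infty$.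

Criticality means that the terms of order $N^d$ in the comparison of the two profiles cancel, so the answer is decided at a lower order, by what happens where the sloped parts of $\hat h$ meet the flat part. For $d=1$ these are two contact points. Each can move over a range of order $\sqrt N$ at bounded cost, and this entropy beats the Gaussian prefactors (Section~\ref{sec:d1}). For $d\ge2$ they are two contact surfaces of $N^{d-1}$ sites each, and two effects of opposite sign compete at order $N^{d-1}$. The pinned phase does not hold the field exactly at zero, so the descending field penetrates into it to some depth $\ell_*$; this layer serves at the same time as room for the descent and as pinned region, which is a gain of $\xi\ell_*$ per unit area on each side. On the other hand, near its ends the pinned phase borders on a free field instead of more pinned phase, which is a loss of at most some $\tau$ per unit area. Section~\ref{sec:surface} turns this into the bound $\log\mathcal R_N\ge N^{d-1}(2\xi\ell_*-\tau-o(1))$.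 To obtain numbers, Section~\ref{sec:mass} shows that in both effects the random pinned set may be replaced, in the direction we need, by a deterministic mass $M$, after which everything is a determinant or a quadratic minimization. This gives $\tau$ (Section~\ref{sec:slab}) and $\ell_*$ (Section~\ref{sec:depth}). Section~\ref{sec:positive} verifies $2\xi\ell_*>\tau$ for all $d\ge2$ and $\varepsilon>0$. The delicate case is $d=2$ with small $\varepsilon$, where a sharper depth estimate, based on the small capacity of points in the plane, is used.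

The hypotheses enter as follows. The identity \eqref{eq:critical} cancels the volume order in Propositions~\ref{prop:d1} and~\ref{prop:lower} and makes both profiles minimizers in Lemma~\ref{lem:min}. The inequality $a+b<u$ gives the flat part a width of order $N$. The positivity of $a$ and $b$ gives the sloped parts a width of order $N$ and keeps $\bar h$ away from zero, which is what makes zeros expensive in Proposition~\ref{prop:bar}.

\section{Reduction to three estimates}\label{sec:reduction}

For a function $\phi$ on $\Gamma$ and a continuous $h$ on $D$ put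
\[
D_N(\phi,h)=N^{-d}\sum_{x\in\Gamma}\bigl|\phi_x/N-h(x/N)\bigr| .
\]
Let $h\in\{\hat h,\bar h\}$; it is Lipschitz and satisfies $h(x/N)=\phi_x/N$ on the faces. For $t$ in a mesh cell, $|h^N(t)-h(t)|$ is at most $C/N$ plus the sum of $|\phi_x/N-h(x/N)|$ over the vertices of the cell. A vertex belongs to at most $2^d$ cells, each of volume $N^{-d}$, so
\begin{equation}\label{eq:discr}
\|h^N-h\|_{L^1(D)}\le2^dD_N(\phi,h)+C/N .
\end{equation}

\begin{proposition}[near $\bar h$]\label{prop:bar}
Let $d\ge1$. There is $\delta_0=\delta_0(d,\varepsilon,a,b)>0$ such that $\mu_N\bigl(D_N(\phi,\bar h)\le\delta_0\bigr)\le(1+o(1))/\mathcal R_N$.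
\end{proposition}

\begin{proposition}[away from both profiles]\label{prop:away}
Let $d\ge1$ and $\delta>0$. There is $c>0$ such that, for $N$ large,
\[
\mu_N\bigl(D_N(\phi,\hat h)>\delta,\ D_N(\phi,\bar h)>\delta\bigr)\le e^{-cN^d}.
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii) from part (i) and Propositions~\ref{prop:bar} and~\ref{prop:away}]
Let $\delta'=\min(\delta_0,2^{-d-1}\delta)$. By \eqref{eq:discr}, for $N$ large the event $\|h^N-\hat h\|_{L^1}>\delta$ implies $D_N(\phi,\hat h)>\delta'$. On the latter event either $D_N(\phi,\bar h)\le\delta'\le\delta_0$ or $D_N(\phi,\bar h)>\delta'$. Hence the probability in (ii) is at most $2/\mathcal R_N+e^{-cN^d}$ for $N$ large. By (i), $2/\mathcal R_N\le2e^{-\frac12c_*N^{d-1}}$ if $d\ge2$ and $2/\mathcal R_N\le CN^{-1/2}$ if $d=1$.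
\end{proof}

\section{Expansion in the pinned set}\label{sec:expansion}

Multiplying out the product of the measures $\varepsilon\delta_0+d\phi_x$ writes the model as a mixture of Gaussian fields indexed by the set of pinned sites. This section collects what we need about the weights of this mixture.

\subsection{Gaussian fields with masses}

We work on a graph $\mathbb X=\mathbb Z\times X_2\times\dots\times X_d$ with each $X_i$ equal to $\mathbb Z$ or $\mathbb T_N$. Since $N\ge3$, every site has $2d$ neighbors. For a finite $Q\subset\mathbb X$, functions on $Q$ are extended by zero, and $-\Delta_Q$ is the Dirichlet Laplacian, the matrix with $\langle f,-\Delta_Qf\rangle=\mathcal E(f)$; it has diagonal entries $2d$ and is positive definite because the first factor of $\mathbb X$ is infinite. Let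
\[
Z(Q)=\int_{\mathbb R^Q}e^{-\frac12\mathcal E(\phi)}\,d\phi=(2\pi)^{|Q|/2}\det(-\Delta_Q)^{-1/2},\qquad G_Q=(-\Delta_Q)^{-1},\qquad Z(\emptyset)=1 .
\]
More generally, a \emph{mass} is a function $\kappa\colon Q\to[0,\infty]$. We put $\mathcal E^\kappa(f)=\mathcal E(f)+\sum_{x:\kappa_x<\infty}\kappa_xf_x^2$ for $f$ vanishing on $\{\kappa=\infty\}$, we let $Z^\kappa(Q)$ be the integral of $e^{-\frac12\mathcal E^\kappa}$ over the variables $\phi_x$ with $\kappa_x<\infty$, and $G_Q^\kappa$ the covariance of the corresponding Gaussian measure. Infinite mass on $A$ is the same as removing $A$: $Z^{\infty1_A}(Q)=Z(Q\setminus A)$.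

Suppose boundary values are prescribed outside $Q$ and $h$ minimizes $\mathcal E^\kappa$ among the functions with these boundary values that vanish on $\{\kappa=\infty\}$. For every $g$ vanishing outside $Q$ and on $\{\kappa=\infty\}$, the term linear in $s$ of $\mathcal E^\kappa(h+sg)$ must vanish, so
\begin{equation}\label{eq:orth}
\mathcal E^\kappa(h+g)=\mathcal E^\kappa(h)+\mathcal E^\kappa(g).
\end{equation}

\begin{lemma}\label{lem:green}
Let $x\in Q$, $\kappa_x<\infty$ and $G=G^\kappa_Q(x,x)$.
\begin{enumerate}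
\item[(a)] $1/G=\min\{\mathcal E^\kappa(f):f_x=1,\ f=0\text{ off }Q\text{ and on }\{\kappa=\infty\}\}$. In particular $G$ is nondecreasing in $Q$ and nonincreasing in $\kappa$.
\item[(b)] If $\kappa_x=0$ then $G\ge\frac1{2d}$. If $x-e_1\notin Q$ then $G\le1$. If $Q\subset\Gamma$ then $G\le N$.
\item[(c)] Raising $\kappa_x$ to $\infty$ multiplies $Z^\kappa(Q)$ by $(2\pi G)^{-1/2}$. Raising $\kappa_x$ by $s<\infty$ multiplies $Z^\kappa(Q)$ by $(1+sG)^{-1/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a positive definite matrix $\mathsf A$ and $g=\mathsf A^{-1}1_x$, Cauchy--Schwarz gives $f_x^2=\langle f,\mathsf Ag\rangle^2\le\langle f,\mathsf Af\rangle\,(\mathsf A^{-1})_{xx}$, with equality for $f$ proportional to $g$. (b) The function $f=1_{\{x\}}$ has energy $2d$. If $x-e_1\notin Q$, the edge from $x$ to $x-e_1$ alone contributes $1$ to $\mathcal E(f)$. If $Q\subset\Gamma$, the differences of $f$ along the straight path from $x$ to a face add up to $1$, and the path has at most $N$ edges, so $1\le N\mathcal E(f)$.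 (c) Under the Gaussian measure $\phi_x$ is centered with variance $G$. The first factor is its density at $0$ and the second is the expectation of $e^{-s\phi_x^2/2}$.
\end{proof}

\subsection{The weights of pinned sets}

For $A\subset S\subset Q$ let
\[
w_Q(A)=\varepsilon^{|A|}\frac{Z(Q\setminus A)}{Z(Q)},\qquad\rho_Q(S)=\sum_{A\subset S}w_Q(A),\qquad Z(Q,S)=Z(Q)\rho_Q(S).
\]
Then $Z(Q,S)$ is the partition function on $Q$ with zero boundary values and pinning allowed on $S$ only; in particular $Z^\varepsilon_\ell/Z^0_\ell=\rho_{\Lambda_\ell}(\Lambda_\ell)$. Let $\mathbf P_{Q,S}$ be the law on subsets of $S$ proportional to $w_Q$, with expectation $\mathbf E_{Q,S}$. Put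
\[
z=\varepsilon\sqrt{d/\pi},\qquad p=\frac z{1+z}.
\]
We say that a random set $A\subset S$ is \emph{$p$-dominated} if $\mathbf E\,\Phi(A)\le\mathbf E\,\Phi(A')$ for every increasing function $\Phi$ of sets, where $A'$ contains each site of $S$ independently with probability $p$.

\begin{lemma}\label{lem:weights}
\begin{enumerate}
\item[(a)] $w_Q(A)\le z^{|A|}$ and $1\le\rho_Q(S)\le(1+z)^{|S|}$.
\item[(b)] Under $\mathbf P_{Q,S}$ the set $A$ is $p$-dominated.
\item[(c)] If $S\subset Q\subset Q'$ then $\rho_Q(S)\ge\rho_{Q'}(S)$.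
\item[(d)] If $Q_1,Q_2$ are disjoint and $S\subset Q_1\cup Q_2$, then $Z(Q_1\cup Q_2,S)\ge Z(Q_1,S\cap Q_1)\,Z(Q_2,S\cap Q_2)$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:green}, for $x\in Q\setminus A$,
\begin{equation}\label{eq:onesite}
\frac{w_Q(A\cup\{x\})}{w_Q(A)}=\varepsilon\bigl(2\pi G_{Q\setminus A}(x,x)\bigr)^{-1/2}\le\varepsilon(\pi/d)^{-1/2}=z .
\end{equation}
With $w_Q(\emptyset)=1$ this gives (a). It also shows that the conditional probability of $x\in A$ given $A\setminus\{x\}$ is at most $p$. Enumerate $S=\{x_1,\dots,x_n\}$. The conditional probability $p_i$ of $x_i\in A$ given $A\cap\{x_1,\dots,x_{i-1}\}$ is an average of such conditional probabilities, so $p_i\le p$. Take independent uniform variables $U_i$ on $[0,1]$, build $A$ by the rule $x_i\in A\iff U_i\le p_i$, and let $A'=\{x_i:U_i\le p\}$. Then $A\subset A'$, which proves (b). For (c), write $w_Q(A)$ as a product of factors \eqref{eq:onesite}, adding the sites of $A$ one at a time; each factor decreases when $Q$ is enlarged. For (d),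 let $B_1,B_2$ be disjoint and remove the sites of $B_2$ one at a time, once from $B_1\cup B_2$ and once from $B_2$. By Lemma~\ref{lem:green}(c) this writes $Z(B_1\cup B_2)/Z(B_1)$ and $Z(B_2)$ as products of factors $(2\pi G)^{1/2}$, and by (a) of that lemma the factors of the first product are the larger ones. So $Z(B_1\cup B_2)\ge Z(B_1)Z(B_2)$. Apply this to $B_i=Q_i\setminus A$, multiply by $\varepsilon^{|A|}$ and sum over $A\subset S$.
\end{proof}

\begin{lemma}\label{lem:free}
The limit \eqref{eq:xi} exists and is nondecreasing in $\varepsilon$. For every $\eta>0$ there is $s_\eta$ such that $\bigl||B|^{-1}\log\rho_B(B)-\xi\bigr|\le\eta$ for all boxes $B\subset\mathbb Z^d$ with all sides at least $s_\eta$.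
\end{lemma}

\begin{proof}
For $\varepsilon'\in\{0,\varepsilon\}$ let $Z_{\varepsilon'}(B)=\sum_{A\subset B}(\varepsilon')^{|A|}Z(B\setminus A)$. Removing the sites of a set $B'$ in the order of increasing $x_1$, we have $x-e_1$ outside the remaining set at each step, so $Z(B')\le(2\pi)^{|B'|/2}$ by Lemma~\ref{lem:green}. Hence $Z_{\varepsilon'}(B)\le(\varepsilon'+\sqrt{2\pi})^{|B|}$, and $\Psi(\varepsilon')=\sup_B|B|^{-1}\log Z_{\varepsilon'}(B)$, the supremum over boxes, is finite. Fix a box $B^*$ with sides at most $s^*$. A box $B$ with sides at least $s>s^*$ can be tiled by translates of $B^*$, covering a fraction $\vartheta\ge(1-s^*/s)^d$ of its sites, and by single sites, each with $Z_{\varepsilon'}(\{x\})\ge(\pi/d)^{1/2}$. By Lemma~\ref{lem:weights}(d),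
\[
|B|^{-1}\log Z_{\varepsilon'}(B)\ge\vartheta\,|B^*|^{-1}\log Z_{\varepsilon'}(B^*)+(1-\vartheta)\tfrac12\log(\pi/d).
\]
Choosing $B^*$ nearly optimal, we see that $|B|^{-1}\log Z_{\varepsilon'}(B)\to\Psi(\varepsilon')$ uniformly as the smallest side tends to infinity. Since $\rho_B(B)=Z_\varepsilon(B)/Z_0(B)$, the claim follows with $\xi=\Psi(\varepsilon)-\Psi(0)$, and $\Psi$ is nondecreasing.
\end{proof}

\subsection{The expansion of $\mu_N$}

For $A\subset\Gamma$ let
\[
\mathcal C(A)=\min\{\mathcal E(f):f=0\text{ on }A,\ f=aN\text{ on }x_1=0,\ f=bN\text{ on }x_1=N\},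
\]
let $h_A$ be the minimizer, and let $\mathbf P^A$ be the law of $\phi=h_A+\varphi$, where $\varphi$ vanishes on $A$ and is centered Gaussian on $\Gamma\setminus A$ with covariance $G_{\Gamma\setminus A}$. Expanding the product measure and using \eqref{eq:orth} in each term, we get for every event $\mathcal K$
\begin{equation}\label{eq:expansion}
\mathcal Z_N^\varepsilon\,\mu_N(\mathcal K)=Z(\Gamma)\sum_{A\subset\Gamma}w_\Gamma(A)\,e^{-\frac12\mathcal C(A)}\,\mathbf P^A(\mathcal K).
\end{equation}
For $A=\emptyset$ the minimizer is $h_\emptyset(x)=(N-x_1)a+x_1b$, whose differences are $b-a$ along the $NV$ edges in direction $1$. Thus $\mathcal C(\emptyset)=(a-b)^2N^d=2\Sigma_{\min}N^d$, $\mathcal Z_N^0=Z(\Gamma)e^{-\frac12\mathcal C(\emptyset)}$, and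
\begin{equation}\label{eq:ratio}
\mathcal R_N=\sum_{A\subset\Gamma}w_\Gamma(A)\,e^{-\frac12(\mathcal C(A)-\mathcal C(\emptyset))}\ge1 .
\end{equation}

\section{Dimension one}\label{sec:d1}

For $d=1$ the sum \eqref{eq:ratio} factorizes at the pinned sites, and one sees by hand how the leading order cancels and what is left.

\begin{proposition}\label{prop:d1}
If $d=1$, then $\mathcal R_N\ge cN^{1/2}$ for $N$ large.
\end{proposition}

\begin{proof}
Consider an unpinned stretch of $n\ge1$ edges with end values $\alpha,\beta$. Its partition function is $(2\pi)^{n/2}$ times the density at $\beta-\alpha$ of a sum of $n$ independent standard Gaussians, namely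
\begin{equation}\label{eq:stretch}
(2\pi)^{n/2}(2\pi n)^{-1/2}e^{-(\alpha-\beta)^2/2n}.
\end{equation}
Put $Y(0)=1$ and, for $n\ge1$,
\[
Y(n)=\sum_{k\ge1}\ \sum_{n_1+\dots+n_k=n}\ \prod_{i=1}^k\varepsilon(2\pi n_i)^{-1/2}.
\]
Cutting a chain of $n$ edges with zero end values at its $k-1$ pinned sites and using \eqref{eq:stretch}, we get $\varepsilon Z^\varepsilon_{n-1}=(2\pi)^{n/2}Y(n)$, hence $Z^\varepsilon_{n-1}/Z^0_{n-1}=\varepsilon^{-1}\sqrt{2\pi n}\,Y(n)$.

The function $s\mapsto\sum_n\varepsilon(2\pi n)^{-1/2}e^{-sn}$ decreases continuously from $\infty$ to $0$ on $(0,\infty)$. Let $s>0$ be the point where it equals $1$, and $\alpha_n=\varepsilon(2\pi n)^{-1/2}e^{-sn}$. This is a probability distribution on the positive integers with $\alpha_1>0$ and finite mean $\bar n$, and $v_n=e^{-sn}Y(n)$ is the probability that $n$ is a partial sum of independent variables with law $\alpha$. The renewal theorem states that in this situation $v_n\to1/\bar n$. Therefore $s=\xi$ by \eqref{eq:xi}, and since $0<v_n\le1$ for all $n$,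
\begin{equation}\label{eq:Y}
ce^{\xi n}\le Y(n)\le e^{\xi n}\qquad(n\ge0).
\end{equation}

Now keep in $\mathcal Z_N^\varepsilon$ the configurations with first pinned site $j$ and last pinned site $k>j$. The middle part contributes $\varepsilon^2Z^\varepsilon_{k-j-1}=\varepsilon(2\pi)^{(k-j)/2}Y(k-j)$, and the outer parts and $\mathcal Z_N^0$ are given by \eqref{eq:stretch}. The powers $(2\pi)^{N/2}$ cancel, and
\[
\mathcal R_N\ge\sum_{0<j<k<N}\varepsilon\sqrt{\frac N{2\pi j(N-k)}}\;Y(k-j)\exp\Bigl(-\frac{a^2N^2}{2j}-\frac{b^2N^2}{2(N-k)}+\frac{(a-b)^2N}2\Bigr).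
\]
Write $\xi(k-j)=\xi N-\xi j-\xi(N-k)$ and apply \eqref{eq:square} with $(\alpha,y)=(aN,j)$ and $(bN,N-k)$. The total exponent, including $\xi(k-j)$ from \eqref{eq:Y}, is
\[
N\bigl[\xi-u(a+b)+\tfrac12(a-b)^2\bigr]-\frac{(aN-uj)^2}{2j}-\frac{(bN-u(N-k))^2}{2(N-k)},
\]
and the bracket vanishes by \eqref{eq:critical}. For $|j-aN/u|\le\sqrt N$ and $|N-k-bN/u|\le\sqrt N$ the other two terms are bounded, the square root is at least $cN^{-1/2}$, and $0<j<k<N$ if $N$ is large. There are at least $N$ such pairs.
\end{proof}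

A single pair $(j,k)$ contributes only about $N^{-1/2}$, so for $d=1$ the freedom of the contact points is essential. For $d\ge2$ the chain does not factorize, but factors polynomial in $N$ are negligible against $e^{cN^{d-1}}$. We may then fix the position of the pinned region, and we must instead control $\log\mathcal R_N$ up to $o(N^{d-1})$.

\section{The surface term in dimension $d\ge2$}\label{sec:surface}

Let $d\ge2$. We allow pinning only in the slab where $\hat h$ vanishes. Put
\[
n_-=\lfloor aN/u\rfloor,\quad n_+=\lfloor bN/u\rfloor,\quad S=\{n_-\le x_1\le N-n_+\},\quad m=N-n_--n_++1,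
\]
and let $m_0=\lfloor(n_-+N-n_+)/2\rfloor$ be the middle column of $S$. The numbers $n_\pm$, $m$, $m_0-n_-$ and $N-n_+-m_0$ all tend to infinity. Keeping only $A\subset S$ in \eqref{eq:ratio} and applying Jensen's inequality,
\begin{equation}\label{eq:jensen}
\log\mathcal R_N\ge\log\rho_\Gamma(S)-\tfrac12\mathbf E_{\Gamma,S}\,\mathcal C(A)+\tfrac12\mathcal C(\emptyset).
\end{equation}
The three terms are of order $N^d$, and each is needed up to $o(N^{d-1})$.

\subsection{The reward collected by the slab}

One expects $\log\rho_\Gamma(S)$ to be $mV\xi$ minus a surface term. To state the bound, let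
\[
M=2dz=\frac{2dp}{1-p};
\]
Section~\ref{sec:mass} explains this choice. For $k\in[-\pi,\pi]^{d-1}$ put $\lambda(k)=\sum_i(2-2\cos k_i)$, define $\theta,\theta'\ge0$ by $2\cosh\theta=2+\lambda(k)$ and $2\cosh\theta'=2+\lambda(k)+M$, and let
\begin{equation}\label{eq:tau}
r(k)=\frac{(1-e^{-\theta-\theta'})^2}{(1-e^{-2\theta})(1-e^{-2\theta'})},\qquad\tau=\frac12\int_{[-\pi,\pi]^{d-1}}\log r(k)\,\frac{dk}{(2\pi)^{d-1}} .
\end{equation}

\begin{proposition}[slab estimate]\label{prop:slab}
Let $d\ge2$. There are a constant $C=C(d)$ and numbers $\tau_m$, depending only on $m,d,\varepsilon$, with $\tau_m\to\tau<\infty$ as $m\to\infty$, such that for every $N\ge3$ and every set $S\subset\Gamma_N$ consisting of $m$ consecutive columns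
\[
\log\rho_{\Gamma}(S)\ge V(m\xi-\tau_m)-CN^{d-2}.
\]
\end{proposition}

\begin{remark}\label{rem:d1slab}
The function $r$ blows up at $k=0$, and $\tau$ is finite because $\log(1/|k|)$ is integrable in dimension $d-1\ge1$. For $d=1$ no bound with a constant surface term holds: decomposing at the first and last pinned sites and using \eqref{eq:Y}, the slab $S$ above satisfies $\rho_\Gamma(S)=1+\sum_{j\le k}\varepsilon\sqrt{N/(2\pi j(N-k))}\,Y(k-j)\le1+CN^{-1/2}e^{\xi m}$, the sum being over $j,k\in S$.
\end{remark}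

\subsection{The penetration depth}

For $A\subset S$ let
\[
\mathcal C^-(A)=\min\{\mathcal E(f):f=1\text{ on }x_1=0,\ f=0\text{ on }A\cup\{x_1\ge m_0\}\},
\]
and let $\mathcal C^+(A)$ be the same with $f=1$ on $x_1=N$ and $f=0$ on $A\cup\{x_1\le m_0\}$. The minimizers $f^-,f^+$ are supported in $\{x_1<m_0\}$ and $\{x_1>m_0\}$, and no edge joins these sets. Testing $\mathcal C(A)$ with $aNf^-+bNf^+$ gives
\begin{equation}\label{eq:split}
\mathcal C(A)\le N^2\bigl(a^2\mathcal C^-(A)+b^2\mathcal C^+(A)\bigr).
\end{equation}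
A linear descent from $1$ to $0$ over $n$ columns has energy $V/n$. We measure $\mathcal C^\pm$ by the length of the equivalent linear descent.

\begin{definition}\label{def:depth}
A real number $\ell_*$, independent of $N$, is an \emph{admissible depth} if
\[
\mathbf E_{\Gamma,S}\,\mathcal C^\pm(A)\le\frac V{n_\pm+\ell_*-\frac12-o(1)}\qquad\text{for both signs.}
\]
\end{definition}

The shift by $\frac12$ measures the depth from $n_--\frac12$, where the slab begins if each column is given unit width; see Figure~\ref{fig:depth}. The value $\ell_*=\frac12$ is always admissible, because the linear function that vanishes from column $n_-$ on gives $\mathcal C^-(A)\le V/n_-$, and symmetrically on the right.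

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!20] (4.5,0) rectangle (10,2.9);
\draw[->] (-0.3,0) -- (10.4,0) node[right] {$x_1$};
\draw[->] (0,0) -- (0,3.1);
\draw[thick] (0,2.6) -- (5,0.6);
\draw[thick,domain=5:10,smooth] plot (\x,{0.6*exp(-(\x-5)/1.5)});
\draw[dashed] (5,0.6) -- (6.5,0);
\draw (5,0.06) -- (5,-0.06);
\node[below] at (5.1,-0.03) {$n_-$};
\node[below] at (0,-0.03) {$0$};
\node[left] at (0,2.6) {$1$};
\node at (8.2,2.2) {$S$};
\draw[<->] (4.5,-0.65) -- (6.5,-0.65) node[midway,below] {$\ell_*$};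
\draw[dotted] (4.5,0) -- (4.5,-0.65);
\draw[dotted] (6.5,0) -- (6.5,-0.65);
\end{tikzpicture}
\caption{The penetration depth. Pinning is allowed in the slab $S$ (shaded), which starts at $n_--\frac12$ if columns have unit width. A profile descending from height $1$ is linear outside $S$ and decays inside. It has the energy of the linear descent (dashed) that ends at $n_--\frac12+\ell_*$. The layer of width $\ell_*$ counts both as room for the descent and as pinned region.}
\label{fig:depth}
\end{figure}

\begin{proposition}\label{prop:lower}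
Let $d\ge2$ and let $\ell_*$ be an admissible depth. Then $\log\mathcal R_N\ge V\bigl(2\xi\ell_*-\tau-o(1)\bigr)$.
\end{proposition}

\begin{proof}
Let $n'_\pm=n_\pm+\ell_*-\frac12-o(1)$ be the denominators in Definition~\ref{def:depth}. Since $aN-un'_-=O(1)$ and $n'_-\ge cN$, identity \eqref{eq:square} gives $a^2N^2/2n'_-=uaN-\xi n'_-+O(1/N)$, and in the same way $b^2N^2/2n'_+=ubN-\xi n'_++O(1/N)$. By \eqref{eq:split},
\[
\tfrac12\mathbf E_{\Gamma,S}\,\mathcal C(A)\le V\bigl(u(a+b)N-\xi(n'_-+n'_+)+O(1/N)\bigr).
\]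
Insert this, Proposition~\ref{prop:slab} and $\frac12\mathcal C(\emptyset)=\frac12(a-b)^2NV$ into \eqref{eq:jensen}. As $m+n'_-+n'_+=N+2\ell_*-o(1)$,
\[
V^{-1}\log\mathcal R_N\ge N\bigl[\xi-u(a+b)+\tfrac12(a-b)^2\bigr]+2\xi\ell_*-\tau-o(1),
\]
and the bracket vanishes by \eqref{eq:critical}.
\end{proof}

It remains to prove Proposition~\ref{prop:slab} and to find an admissible depth with $2\xi\ell_*>\tau$. The trivial depth $\frac12$ asks for $\xi>\tau$. This holds for large $\varepsilon$ but, for $d=2$, fails for small $\varepsilon$ (Remark~\ref{rem:trivial}). When pinned sites are sparse the field penetrates deeply, and this has to be quantified.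

\section{Replacing pinned sites by a mass}\label{sec:mass}

We know the law $\mathbf P_{Q,S}$ of the pinned set only through the domination by a Bernoulli set. Even for a Bernoulli set, Green functions of the random domain $Q\setminus A$ are not explicit. But a site that is pinned with probability $p$ acts on a Gaussian field much like a mass: if the field has variance $G$ at $x$ and mean $h$, pinning costs energy $h^2/G$, and a mass $M$ costs $h^2M/(1+MG)$. The mass dominates the average cost of pinning if
\begin{equation}\label{eq:mass}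
\frac ps\le\frac M{1+Ms}\qquad\text{for all }s\ge\frac1{2d},
\end{equation}
the range of $s$ being the one allowed by Lemma~\ref{lem:green}(b). Inequality \eqref{eq:mass} is equivalent to $p\le Ms(1-p)$, and $M=2dp/(1-p)$ is the smallest mass for which it holds. For a mass $\kappa$ and $s\in[0,\infty]$ we denote by $\kappa^{x,s}$ the mass obtained by setting $\kappa_x=s$.

\begin{lemma}\label{lem:replace}
Let $S\subset Q$ and let $\Phi$ be a real function of masses $\kappa$ with values in $\{0,M,\infty\}$ that vanish off $S$. Assume that for all $x\in S$ and all such $\kappa$ with $\kappa_x=0$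
\[
\Phi(\kappa^{x,\infty})\ge\Phi(\kappa),\qquad p\,\Phi(\kappa^{x,\infty})+(1-p)\Phi(\kappa)\le\Phi(\kappa^{x,M}).
\]
Then $A\mapsto\Phi(\infty1_A)$ is increasing, and $\mathbf E\,\Phi(\infty1_A)\le\Phi(M1_S)$ for every $p$-dominated random set $A\subset S$.
\end{lemma}

\begin{proof}
The first assumption gives the monotonicity, so we may take $A$ Bernoulli. Enumerate $S$ and let $\kappa^{(i)}$ equal $M$ on the first $i$ sites and $\infty1_A$ on the others. Conditioning on all sites but the $(i+1)$-st and using the second assumption gives $\mathbf E\,\Phi(\kappa^{(i)})\le\mathbf E\,\Phi(\kappa^{(i+1)})$.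
\end{proof}

The first application is to energies.

\begin{lemma}\label{lem:M2}
Fix boundary values outside $Q$ and let $\mathcal C[\kappa]$ be the minimum of $\mathcal E^\kappa$ over functions with these boundary values that vanish on $\{\kappa=\infty\}$. Then $\mathbf E\,\mathcal C[\infty1_A]\le\mathcal C[M1_S]$ for every $p$-dominated $A\subset S\subset Q$.
\end{lemma}

\begin{proof}
Let $\kappa_x=0$, let $h$ be the minimizer for $\kappa$ and $G=G_Q^\kappa(x,x)\ge\frac1{2d}$. By \eqref{eq:orth} and Lemma~\ref{lem:green}(a), the minimum of $\mathcal E^\kappa$ under the additional constraint $f_x=v$ is $\mathcal C[\kappa]+(v-h_x)^2/G$. Hence $\mathcal C[\kappa^{x,\infty}]-\mathcal C[\kappa]=h_x^2/G\ge0$ and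
\[
\mathcal C[\kappa^{x,M}]-\mathcal C[\kappa]=\min_v\{(v-h_x)^2/G+Mv^2\}=\frac{h_x^2M}{1+MG}.
\]
By \eqref{eq:mass} the assumptions of Lemma~\ref{lem:replace} hold.
\end{proof}

The second application is to the interaction between the pinned sites on the two sides of a cut. Let $Q$ be the disjoint union of $Q^-$ and $Q^+$, write $\kappa^\pm=\kappa1_{Q^\pm}$ and $A^\pm=A\cap Q^\pm$, and put
\[
J[\kappa]=\log\frac{Z^\kappa(Q)\,Z(Q)}{Z^{\kappa^-}(Q)\,Z^{\kappa^+}(Q)},\qquad J(A)=J[\infty1_A]=\log\frac{w_Q(A)}{w_Q(A^-)\,w_Q(A^+)} .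
\]
The last equality holds because the powers of $\varepsilon$ cancel. Thus $J(A)$ measures how much the pinned sites on one side of the cut help those on the other side.

\begin{lemma}\label{lem:M1}
The function $A\mapsto J(A)$ is increasing, and $\mathbf E\,J(A)\le J[M1_Q]$ for every $p$-dominated $A\subset Q$.
\end{lemma}

\begin{proof}
Let $\kappa_x=0$ and, by symmetry, $x\in Q^-$. Changing $\kappa_x$ affects only $Z^\kappa$ and $Z^{\kappa^-}$. Put $\alpha=G_Q^{\kappa^-}(x,x)$ and $\beta=G_Q^\kappa(x,x)$, so that $\alpha\ge\beta\ge\frac1{2d}$. By Lemma~\ref{lem:green}(c),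
\[
J[\kappa^{x,\infty}]-J[\kappa]=\frac12\log\frac\alpha\beta\ge0,\qquad J[\kappa^{x,M}]-J[\kappa]=\frac12\log\frac{1+M\alpha}{1+M\beta}.
\]
By \eqref{eq:mass} the function $s\mapsto\log(1+Ms)-p\log s$ has nonnegative derivative on $[\frac1{2d},\infty)$, so $p\log(\alpha/\beta)\le\log\frac{1+M\alpha}{1+M\beta}$. Lemma~\ref{lem:replace} applies with $S=Q$.
\end{proof}

\section{Proof of the slab estimate}\label{sec:slab}

The difficulty is that $\xi$ is defined with zero boundary values next to the pinned region, whereas $S$ is surrounded by a free field, and the monotonicity in Lemma~\ref{lem:weights}(c) bounds $\rho_\Gamma(S)$ only from above. Moreover Lemma~\ref{lem:free} has no rate, while we need $m\xi$ with $m$ of order $N$ up to an error $O(1)$. The way out is to take a very long pinned box, for which the free energy is $\xi$ as precisely as we like, and cut it into many slabs of width $m$. Each cut costs at most $J[M1_Q]$. For this the box must be large in all directions, so we first replace the periodic directions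 of length $N$ by long segments, which must be done without losing more than $O(N^{d-2})$.

Let $Q_{n,\ell}=\{1,\dots,n-1\}\times\{1,\dots,\ell\}^{d-1}\subset\mathbb Z^d$. We write $S$ also for the slab with the same columns in $Q_{N,\ell}$ or in a set of mixed type.

\subsection{From periodic to Dirichlet transverse directions}

\begin{lemma}\label{lem:transfer}
For every $\ell\ge1$, $\log Z(\Gamma,S)\ge(N/\ell)^{d-1}\log Z(Q_{N,\ell},S)$.
\end{lemma}

\begin{proof}
We replace the factors $\mathbb T_N$ by $\{1,\dots,\ell\}$ one at a time and show that each replacement gives a factor $N/\ell$ in front of the logarithm. Single out one transverse direction and let $W$ be the product of the other factors: $\{1,\dots,N-1\}$, and cycles $\mathbb T_N$ or segments $\{1,\dots,\ell\}$. Let $Z^{\rm per}$ be the partition function, with pinning on $S$, of $W\times\mathbb T_N$, and $Z_n$ that of $W\times\{1,\dots,n\}$. We must show $Z^{\rm per}\ge Z_\ell^{N/\ell}$.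

Let $H_W(\zeta)=\frac12\langle\zeta,-\Delta_W\zeta\rangle$, with the Dirichlet Laplacian of $W$ in its $(d-1)$-dimensional graph; it is positive definite. Put $\nu(d\zeta)=\prod_{y\in W}\bigl(d\zeta_y+\varepsilon1_{\{y\in S\}}\delta_0(d\zeta_y)\bigr)$ and consider on $L^2(\nu)$ the operator $\mathsf T$ with the symmetric kernel
\[
\mathsf T(\zeta,\zeta')=\exp\bigl(-\tfrac12H_W(\zeta)-\tfrac12H_W(\zeta')-\tfrac12|\zeta-\zeta'|^2\bigr).
\]
It is Hilbert--Schmidt, since $\iint\mathsf T^2\,d\nu\,d\nu\le(\int e^{-H_W}d\nu)^2<\infty$. It is positive semidefinite: if $X$ is a standard Gaussian vector in $\mathbb R^W$, then $e^{-|\zeta-\zeta'|^2/2}=\mathbf E\,e^{iX\cdot(\zeta-\zeta')}$, and for $f\in L^2(\nu)$ the function $fe^{-H_W/2}$ is in $L^1(\nu)$, so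
\[
\langle f,\mathsf Tf\rangle=\mathbf E\Bigl|\int f(\zeta)e^{-\frac12H_W(\zeta)}e^{iX\cdot\zeta}\,\nu(d\zeta)\Bigr|^2\ge0 .
\]
By the spectral theorem for compact symmetric operators, $\mathsf T$ has eigenvalues $\|\mathsf T\|=t_1\ge t_2\ge\dots\ge0$. Writing the field as a sequence of layers $\zeta_1,\dots,\zeta_N$, we see that $Z^{\rm per}$ is the integral of $\mathsf T(\zeta_1,\zeta_2)\cdots\mathsf T(\zeta_N,\zeta_1)$, which is the Hilbert--Schmidt inner product of $\mathsf T$ and $\mathsf T^{N-1}$. So $Z^{\rm per}=\sum_it_i^N\ge\|\mathsf T\|^N$; positivity is what makes this true for odd $N$. In the same way $Z_n=\langle v,\mathsf T^{n-1}v\rangle\le\|\mathsf T\|^{n-1}\|v\|^2$ with $v(\zeta)=e^{-\frac12H_W(\zeta)-\frac12|\zeta|^2}\in L^2(\nu)$. By Lemma~\ref{lem:weights}(d), $Z_\ell^k\le Z_{k\ell}\le\|\mathsf T\|^{k\ell-1}\|v\|^2$ for all $k$, and $k\to\infty$ gives $Z_\ell\le\|\mathsf T\|^\ell$.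
\end{proof}

For the unpinned partition function we need the opposite inequality, and it can be computed. We use, for $\eta>0$,
\begin{equation}\label{eq:circle}
\begin{gathered}
\sum_{\kappa\in\frac{2\pi}N\mathbb T_N}\log(2\cosh\eta-2\cos\kappa)=N\eta+2\log(1-e^{-N\eta}),\\
\int_{-\pi}^\pi\log(2\cosh\eta-2\cos\kappa)\frac{d\kappa}{2\pi}=\eta,\qquad\int_{-\pi}^\pi\frac1{2\cosh\eta-2\cos\kappa}\frac{d\kappa}{2\pi}=\frac1{2\sinh\eta}.
\end{gathered}
\end{equation}
The first identity follows from $2\cosh\eta-2\cos\kappa=e^\eta|1-e^{-\eta}e^{i\kappa}|^2$ and $\prod_{\omega^N=1}(1-y\omega)=1-y^N$; dividing by $N$ and letting $N\to\infty$ gives the second, and differentiating the second in $\eta$ gives the third.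

\begin{lemma}\label{lem:det}
The limit $\zeta_N=\lim_{\ell\to\infty}\ell^{-(d-1)}\log Z(Q_{N,\ell})$ exists, and $\log Z(\Gamma)\le V\zeta_N+CN^{d-2}$ with $C=C(d)$.
\end{lemma}

\begin{proof}
The Dirichlet Laplacian of a segment $\{1,\dots,n\}\subset\mathbb Z$ has eigenvalues $2-2\cos\frac{\pi j}{n+1}$, $1\le j\le n$, the Laplacian of $\mathbb T_N$ has eigenvalues $2-2\cos\kappa$, $\kappa\in\frac{2\pi}N\mathbb T_N$, and on a product the eigenvalues add. Put $\lambda_j=2-2\cos(\pi j/N)>0$ for $1\le j\le N-1$. Then $\log\det(-\Delta_\Gamma)=\sum_j\sum_k\log(\lambda_j+\lambda(k))$ with $k\in(\frac{2\pi}N\mathbb T_N)^{d-1}$, and, by convergence of Riemann sums of continuous even functions,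
\[
\ell^{-(d-1)}\log\det(-\Delta_{Q_{N,\ell}})\to\sum_j\int_{[-\pi,\pi]^{d-1}}\log(\lambda_j+\lambda(k))\frac{dk}{(2\pi)^{d-1}} .
\]
Since $|\Gamma|/V=|Q_{N,\ell}|/\ell^{d-1}$, it suffices to compare $\log\det(-\Delta_\Gamma)$ with $V$ times this limit. Replace the sums over $k_1,\dots,k_{d-1}$ by $N\int\frac{dk_i}{2\pi}$ one at a time. With the other variables fixed, define $\eta$ by $\lambda_j+\lambda(k)=2\cosh\eta-2\cos k_i$. By \eqref{eq:circle} the replacement changes the inner expression by $2|\log(1-e^{-N\eta})|$. Now $4\sinh^2\frac\eta2=2\cosh\eta-2\ge\lambda_j=4\sin^2\frac{\pi j}{2N}$, so $\sinh\frac\eta2\ge j/N$, and since $\operatorname{asinh}$ is concave on $[0,\infty)$ with $\operatorname{asinh}0=0$ and $\operatorname{asinh}1>\frac12$, we get $\eta\ge j/N$. The other $d-2$ variables carry total weight $N^{d-2}$. So each replacement changes the total by at most $2N^{d-2}\sum_{j\ge1}|\log(1-e^{-j})|$.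
\end{proof}

Subtracting Lemma~\ref{lem:det} from Lemma~\ref{lem:transfer} and letting $\ell\to\infty$,
\begin{equation}\label{eq:step1}
\log\rho_\Gamma(S)\ge V\limsup_{\ell\to\infty}\ell^{-(d-1)}\log\rho_{Q_{N,\ell}}(S)-CN^{d-2}.
\end{equation}

\subsection{The cost of a cut}

After diagonalizing the transverse directions, a slab geometry becomes a family of chains. For $\theta>0$ let $\mathsf A_j(\theta)$ be the $j\times j$ tridiagonal matrix with diagonal entries $2\cosh\theta$ and off-diagonal entries $-1$, and let $\sigma_j(\theta)$ be the corner entry $(\mathsf A_j^{-1})_{jj}=(\mathsf A_j^{-1})_{11}=\det\mathsf A_{j-1}/\det\mathsf A_j$. Expanding $\det\mathsf A_{j+1}$ along the last row gives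
\[
\sigma_{j+1}=\frac1{2\cosh\theta-\sigma_j},\qquad\sigma_0:=0 .
\]
The map $\sigma\mapsto1/(2\cosh\theta-\sigma)$ is increasing on $[0,e^{-\theta}]$, maps this interval into itself, has $e^{-\theta}$ as its only fixed point there, and decreases when $\theta$ increases. By induction,
\begin{equation}\label{eq:sigma}
\sigma_j(\theta)\uparrow e^{-\theta}\text{ as }j\to\infty,\qquad\sigma_j(\theta)\text{ is nonincreasing in }\theta .
\end{equation}
With $\theta,\theta'$ as in \eqref{eq:tau}, define for $k\ne0$
\[
r_m(k)=\frac{\bigl(1-e^{-\theta}\sigma_m(\theta')\bigr)^2}{(1-e^{-2\theta})\bigl(1-\sigma_m(\theta')^2\bigr)},\qquad\tau_m=\frac12\int_{[-\pi,\pi]^{d-1}}\log r_m(k)\frac{dk}{(2\pi)^{d-1}} .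
\]

\begin{lemma}\label{lem:cut}
Let $Q=Q_{n,\ell}$ be cut into $Q^-=\{x_1\le j\}$ and $Q^+=\{x_1>j\}$ with $j\ge m$ and $n-1-j\ge m$. Then $J[M1_Q]\le T_{m,\ell}:=\frac12\sum_k\log r_m(k)$, the sum over $k\in\{\frac{\pi i}{\ell+1}:1\le i\le\ell\}^{d-1}$. Moreover $T_{m,\ell}\geq0$, $\ell^{-(d-1)}T_{m,\ell}\to\tau_m$ as $\ell\to\infty$, and $\tau_m\to\tau<\infty$ as $m\to\infty$.
\end{lemma}

\begin{proof}
We have
\[
J[M1_Q]=\frac12\log\frac{\det(-\Delta_Q+M1_{Q^-})\det(-\Delta_Q+M1_{Q^+})}{\det(-\Delta_Q)\det(-\Delta_Q+M)} .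
\]
In the basis of transverse eigenfunctions each of the four matrices is a direct sum over $k$ of tridiagonal matrices of size $n-1$, with off-diagonal entries $-1$ and diagonal entries $2\cosh\theta$ or $2\cosh\theta'$, constant on each side of the cut. If such a matrix has diagonal blocks $\mathsf A,\mathsf B$, the Schur complement formula gives for its determinant $\det\mathsf A\,\det(\mathsf B-\alpha e_1e_1^{T})=\det\mathsf A\,\det\mathsf B\,(1-\alpha\beta)$, where $\alpha,\beta$ are the corner entries of $\mathsf A^{-1},\mathsf B^{-1}$. In the ratio the block determinants cancel. With $\alpha=\sigma_j(\theta)$, $\alpha'=\sigma_j(\theta')$, $\beta=\sigma_{n-1-j}(\theta)$, $\beta'=\sigma_{n-1-j}(\theta')$, the mode $k$ contributes $\frac12\log$ of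
\begin{equation}\label{eq:cross}
\frac{(1-\alpha\beta')(1-\alpha'\beta)}{(1-\alpha\beta)(1-\alpha'\beta')}=1+\frac{(\alpha-\alpha')(\beta-\beta')}{(1-\alpha\beta)(1-\alpha'\beta')} .
\end{equation}
On the region $0\le\alpha'\le\alpha<1$, $0\le\beta'\le\beta<1$ the right side is at least $1$ and nondecreasing in $\alpha$ and in $\beta$. It is nonincreasing in $\alpha'$, because the derivative of $(\alpha-\alpha')/(1-\alpha'\beta')$ in $\alpha'$ has the sign of $\alpha\beta'-1$, and by symmetry in $\beta'$. By \eqref{eq:sigma} we are in this region, and we stay in it when we raise $\alpha,\beta$ to $e^{-\theta}$ and lower $\alpha',\beta'$ to $\sigma_m(\theta')$. This turns \eqref{eq:cross} into $r_m(k)\ge1$ and proves the first claim.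

For the limits we need a dominating function. Let $2\cosh\theta_0'=2+M$; then $\sigma_m(\theta')\le e^{-\theta'}\le e^{-\theta_0'}$. Also $\sinh\theta\ge2\sinh\frac\theta2=\sqrt{\lambda(k)}\ge2|k|/\pi$ and $e^\theta\le2+\lambda(k)\le4d$, so $1-e^{-2\theta}=2e^{-\theta}\sinh\theta\ge|k|/(\pi d)$. Hence $0\le\log r_m\le\Phi(k):=C+\log^+(1/|k|)$ with $C$ independent of $m$, and $\Phi$ is integrable. By \eqref{eq:sigma}, $r_m\to r$ pointwise, so $\tau_m\to\tau<\infty$. Let $\Upsilon_\ell$ be the function on $(0,\pi)^{d-1}$ that equals $\log r_m(k)$ on the cell $\prod_i(k_i-\frac\pi{\ell+1},k_i]$ of each grid point $k$ and vanishes outside the cells. Since $\Phi$ is nonincreasing in each coordinate $k_i\ge0$, we have $0\le\Upsilon_\ell\le\Phi$, and $\Upsilon_\ell\to\log r_m$ pointwise by continuity of $r_m$ away from $0$. Dominated convergence applied to $T_{m,\ell}=\frac12(\frac{\ell+1}\pi)^{d-1}\int\Upsilon_\ell$, together with the evenness of $r_m$ in each $k_i$, gives $\ell^{-(d-1)}T_{m,\ell}\to\tau_m$.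
\end{proof}

\subsection{Cutting a long box}

\begin{proof}[Proof of Proposition~\ref{prop:slab}]
By \eqref{eq:step1} it suffices to show $\limsup_\ell\ell^{-(d-1)}\log\rho_{Q_{N,\ell}}(S)\ge m\xi-\tau_m$. Let $K\ge2$ and $Q=Q_{Km+1,\ell}$, a box of $Km$ columns. Put $S_i=\{(i-1)m<x_1\le im\}\cap Q$ for $1\le i\le K$, $L_i=S_1\cup\dots\cup S_i$, and let $J_i$ be the function $J$ for the cut $Q^-=L_i$, $Q^+=Q\setminus L_i$. For $A\subset Q$,
\[
\log\frac{w_Q(A)}{\prod_{i=1}^Kw_Q(A\cap S_i)}=\sum_{i=1}^{K-1}\log\frac{w_Q(A\cap L_{i+1})}{w_Q(A\cap L_i)\,w_Q(A\cap S_{i+1})}=\sum_{i=1}^{K-1}J_i(A\cap L_{i+1})\le\sum_{i=1}^{K-1}J_i(A),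
\]
because $J_i$ is increasing. Since $\prod_i\rho_Q(S_i)=\sum_{A\subset Q}\prod_iw_Q(A\cap S_i)$, Jensen's inequality and Lemmas~\ref{lem:weights}(b), \ref{lem:M1} and~\ref{lem:cut} give
\[
\frac{\prod_i\rho_Q(S_i)}{\rho_Q(Q)}=\mathbf E_{Q,Q}\Bigl[\frac{\prod_iw_Q(A\cap S_i)}{w_Q(A)}\Bigr]\ge\exp\Bigl(-\sum_{i=1}^{K-1}\mathbf E_{Q,Q}J_i(A)\Bigr)\ge e^{-KT_{m,\ell}} .
\]
If $N<i\le K-N$, then $S_i$ has at least $N$ columns of $Q$ on each side, so the translate $Q'$ of $Q_{N,\ell}$ that carries $S$ to $S_i$ lies in $Q$, and $\rho_Q(S_i)\le\rho_{Q'}(S_i)=\rho_{Q_{N,\ell}}(S)$ by Lemma~\ref{lem:weights}(c). Here the monotonicity works in our favor. For the at most $2N$ other indices use $\log\rho_Q(S_i)\le m\ell^{d-1}\log(1+z)$. As $\log\rho_{Q_{N,\ell}}(S)\ge0$,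
\[
K\log\rho_{Q_{N,\ell}}(S)+2Nm\ell^{d-1}\log(1+z)\ge\log\rho_Q(Q)-KT_{m,\ell}.
\]
Given $\eta>0$, Lemma~\ref{lem:free} gives $\log\rho_Q(Q)\ge(\xi-\eta)Km\ell^{d-1}$ once $Km,\ell\ge s_\eta$. Divide by $K\ell^{d-1}$ and let $\ell\to\infty$, then $K\to\infty$, then $\eta\to0$, with $N$ and $m$ fixed.
\end{proof}

\section{Two admissible depths}\label{sec:depth}

The reflection $x_1\mapsto N-x_1$ exchanges the roles of $\mathcal C^-$ and $\mathcal C^+$, so we treat $\mathcal C^-$ only. Both proofs end with the rule for conductors in series: for $n,\gamma>0$,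
\begin{equation}\label{eq:series}
\min_{v}\Bigl\{\frac{(1-v)^2}n+\gamma v^2\Bigr\}=\frac1{n+1/\gamma},\qquad\text{attained at }v=\frac{1/\gamma}{n+1/\gamma}\in(0,1).
\end{equation}

\begin{lemma}\label{lem:T1}
For $d\ge2$, $\ell_*=\frac12\sqrt{1+4/M}$ is an admissible depth.
\end{lemma}

\begin{proof}
Let $Q=\{0<x_1<m_0\}\subset\Gamma$ with boundary values $1$ on $x_1=0$ and $0$ on $x_1\ge m_0$. Then $\mathcal C^-(A)=\mathcal C[\infty1_{A\cap Q}]$, and $A\cap Q$ is a $p$-dominated subset of $S\cap Q$. By Lemma~\ref{lem:M2}, $\mathbf E_{\Gamma,S}\,\mathcal C^-\le\mathcal C[M1_{S\cap Q}]$. The minimizer of the massive problem is unique, hence invariant under transverse translations, and the problem is one-dimensional. Let $n=m_0-n_-$ and $2\cosh\theta_0'=2+M$. If column $n_-$ has value $1$, the least energy per unit $V$ of this column and of everything to its right is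
\[
\gamma_n=\min\Bigl\{\sum_{i=0}^{n-1}(f_i-f_{i+1})^2+M\sum_{i=0}^{n-1}f_i^2:f_0=1,\ f_n=0\Bigr\}.
\]
In the variables $f=(f_1,\dots,f_{n-1})$ the expression is $M+1-2f_1+\langle f,\mathsf A_{n-1}(\theta_0')f\rangle$, so by \eqref{eq:sigma}
\[
\gamma_n=M+1-\sigma_{n-1}(\theta_0')\to2\cosh\theta_0'-1-e^{-\theta_0'}=e^{\theta_0'}-1 .
\]
If column $n_-$ has value $v$, the right part costs $\gamma_nv^2$ and the $n_-$ edges to the left cost $(1-v)^2/n_-$. By \eqref{eq:series}, $\mathcal C[M1_{S\cap Q}]=V/(n_-+1/\gamma_n)$. Finally $1/(e^{\theta_0'}-1)=\frac12\coth\frac{\theta_0'}2-\frac12$, and $4\sinh^2\frac{\theta_0'}2=M$ gives $\coth^2\frac{\theta_0'}2=1+4/M$.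
\end{proof}

For small $\varepsilon$ this depth is about $M^{-1/2}$. The mass $M$ was chosen for the worst case $G=\frac1{2d}$, in which all neighbors of the site are already pinned. In the plane this is wasteful when pinned sites are sparse: a function can be brought from $1$ to $0$ at a single site, over a distance $R$, at an energy cost of order $1/\log R$. The next lemma builds this into a trial function. The effective mass becomes $p/g_R$ with $g_R$ of order $\log R$, at the price of losing $R$ columns.

\begin{lemma}\label{lem:T2}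
Let $d=2$, let $R\ge1$ be an integer, $g_R=\frac14\sum_{j=0}^{R-1}\frac1{2j+1}$ and $M_R=p/g_R$. Then $g_R\ge\frac18\log(2R+1)$, and $\ell_*=\frac1{2\sqrt{M_R}}+\frac38-R$ is an admissible depth.
\end{lemma}

\begin{proof}
The bound on $g_R$ follows from $\sum_{j<R}\frac1{2j+1}\ge\int_0^R\frac{dy}{2y+1}$.

\emph{A cutoff at one site.} Define $\chi$ on $\{0,1,\dots\}$ by $\chi(0)=0$, $\chi(j+1)-\chi(j)=\frac1{4g_R(2j+1)}$ for $j<R$, and $\chi=1$ on $[R,\infty)$; the increments add up to $1$. In $\mathbb Z^2$ the function $y\mapsto\chi(|y|_\infty)$ changes only along the edges that leave a square $\{|y|_\infty\le j\}$, $j<R$, and there are $4(2j+1)$ of these, half in each direction. Its energy is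
\[
\sum_{j<R}\frac{4(2j+1)}{16g_R^2(2j+1)^2}=\frac1{g_R},
\]
with $1/2g_R$ from each direction. For a fixed edge $\langle x,x'\rangle$, as $y$ runs over all sites, $\langle x-y,x'-y\rangle$ runs over all edges in the same direction, so
\[
\sum_y\bigl(\chi(|x-y|_\infty)-\chi(|x'-y|_\infty)\bigr)^2\le\frac1{2g_R}.
\]
This also holds on $\mathbb Z\times\mathbb T_N$ for $N\ge2R+3$, since only a square of radius $R$ is involved.

\emph{A cutoff at all pinned sites.} Let $\chi_A(x)=\min_{y\in A}\chi(|x-y|_\infty)\in[0,1]$, with $\chi_\emptyset\equiv1$. It vanishes on $A$ and equals $1$ for $x_1\le n_--R$. Two minima over the same index set differ by at most the largest difference of corresponding terms, so $(\chi_A(x)-\chi_A(x'))^2\le\sum_{y\in A}(\chi(|x-y|_\infty)-\chi(|x'-y|_\infty))^2$. As $\mathbf P_{\Gamma,S}(y\in A)\le p$,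
\begin{equation}\label{eq:edge}
\mathbf E_{\Gamma,S}\bigl(\chi_A(x)-\chi_A(x')\bigr)^2\le\tfrac12M_R\qquad\text{for every edge }\langle x,x'\rangle .
\end{equation}

\emph{The trial function.} Fix an integer $T\ge1$ and $v\in[0,1]$. Let $F$ be linear on $[0,n_--R]$ from $1$ to $v$, and $F=v(1-t/T)_+$ for $t=x_1-(n_--R)\ge0$. For $N$ large $f(x)=F(x_1)\chi_A(x)$ is admissible for $\mathcal C^-(A)$. The part $x_1\le n_--R$ has energy $V(1-v)^2/(n_--R)$. Write $F_t$ for the value of $F$ at $t\geq0$. Each of the $V$ transverse edges in column $t$ has expected energy at most $\frac12M_RF_t^2$ by \eqref{eq:edge}. For an edge from $x$ in column $t$ to $x'$ in column $t+1$ write $f_x-f_{x'}=F_{t+1}(\chi_A(x)-\chi_A(x'))+(F_t-F_{t+1})\chi_A(x)$; its expected energy is at most $M_RF_{t+1}^2+2(F_t-F_{t+1})^2$. Since $\sum_{t=0}^T(1-\frac tT)^2=\frac{(T+1)(2T+1)}{6T}=\frac T3+\frac12+\frac1{6T}$, the part $t\ge0$ has expected energy per unit $V$ at most $v^2$ times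
\[
\frac{M_R}2\Bigl(\frac T3+\frac12+\frac1{6T}\Bigr)+M_R\Bigl(\frac T3-\frac12+\frac1{6T}\Bigr)+\frac2T=M_R\Bigl(\frac T2-\frac14+\frac1{4T}\Bigr)+\frac2T\le\gamma:=\frac{M_RT}2+\frac2T .
\]
By \eqref{eq:series}, $\mathbf E_{\Gamma,S}\,\mathcal C^-\le V/(n_--R+1/\gamma)$. With $T=\lceil2/\sqrt{M_R}\rceil$ we have $\gamma\le2\sqrt{M_R}+\frac12M_R$, and $1/(1+y)\ge1-y$ gives $1/\gamma\ge\frac1{2\sqrt{M_R}}(1-\frac14\sqrt{M_R})=\frac1{2\sqrt{M_R}}-\frac18$. So $-R+1/\gamma\ge\ell_*-\frac12$.
\end{proof}

\section{The surface constant is positive}\label{sec:positive}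

\begin{proposition}\label{prop:positive}
For every $d\ge2$ and $\varepsilon>0$ there is an admissible depth $\ell_*$, depending only on $d$ and $\varepsilon$, with $c_*:=2\xi\ell_*-\tau>0$.
\end{proposition}

Together with Propositions~\ref{prop:lower} and~\ref{prop:d1} this proves Theorem~\ref{thm:main}(i). We need upper bounds for $\tau$ and lower bounds for $\xi$.

\subsection{A formula for $r$ and a bound for $\xi$}

Let $P=\sinh\theta\sinh\theta'$. Multiplying numerator and denominator in \eqref{eq:tau} by $e^{\theta+\theta'}$ gives $r=\sinh^2\frac{\theta+\theta'}2/P$. From $2\sinh^2y=\cosh2y-1$ and $2\sinh y\sinh y'=\cosh(y+y')-\cosh(y-y')$ we get $r-1=\sinh^2\frac{\theta'-\theta}2/P$ and $\sinh\frac{\theta'+\theta}2\sinh\frac{\theta'-\theta}2=\frac12(\cosh\theta'-\cosh\theta)=\frac M4$. Therefore, with $\lambda=\lambda(k)$,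
\begin{equation}\label{eq:r}
\begin{gathered}
r(r-1)=\frac{M^2}{16P^2},\qquad r=\frac12\Bigl(1+\sqrt{1+\frac{M^2}{4P^2}}\Bigr),\\
\sinh\theta=\tfrac12\sqrt{\lambda(\lambda+4)},\qquad\sinh\theta'=\tfrac12\sqrt{(\lambda+M)(\lambda+M+4)} .
\end{gathered}
\end{equation}

For $\omega\ge0$ let $G_\omega=\int_{[-\pi,\pi]^d}\bigl(\omega+\sum_{i=1}^d(2-2\cos k_i)\bigr)^{-1}\frac{dk}{(2\pi)^d}$, the diagonal Green function of $-\Delta+\omega$ on $\mathbb Z^d$. Integrating out one variable with \eqref{eq:circle} and using the formula for $\sinh\theta'$ in \eqref{eq:r} with $\omega$ in place of $M$,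
\begin{equation}\label{eq:Gomega}
G_\omega=\int_{[-\pi,\pi]^{d-1}}\frac1{\sqrt{(\lambda+\omega)(\lambda+\omega+4)}}\,\frac{dk}{(2\pi)^{d-1}} .
\end{equation}
If $G_0<\infty$, every pinned site has weight at least $\varepsilon(2\pi G_0)^{-1/2}$. For $d=2$ we have to make the Green function finite first, by paying for an auxiliary mass $\omega$.

\begin{lemma}\label{lem:xi}
For every $\omega\ge0$ with $G_\omega<\infty$ and $\int_0^\omega G_s\,ds<\infty$,
\[
\xi\ge\log\Bigl(1+\frac\varepsilon{\sqrt{2\pi G_\omega}}\Bigr)-\frac12\int_0^\omega G_s\,ds .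
\]
\end{lemma}

\begin{proof}
For finitely supported $f$ on $\mathbb Z^d$ with Fourier transform $\hat f$, we have $|f_x|\le\int|\hat f|\frac{dk}{(2\pi)^d}$ and $\mathcal E(f)+s\|f\|_2^2=\int(s+\sum_i(2-2\cos k_i))|\hat f|^2\frac{dk}{(2\pi)^d}$, so $f_x^2\le G_s(\mathcal E(f)+s\|f\|_2^2)$ by Cauchy--Schwarz. By Lemma~\ref{lem:green}(a), $G_B^s(x,x)\le G_s$ for every finite $B$, where the superscript denotes the constant mass $s$. For a cube $Q$, Lemma~\ref{lem:green}(c) gives
\[
Z(Q,Q)\ge\sum_{A\subset Q}\varepsilon^{|A|}Z^\omega(Q\setminus A)\ge Z^\omega(Q)\bigl(1+\varepsilon(2\pi G_\omega)^{-1/2}\bigr)^{|Q|},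
\]
and $\log\frac{Z^\omega(Q)}{Z(Q)}=-\frac12\int_0^\omega\operatorname{tr}(-\Delta_Q+s)^{-1}ds\ge-\frac{|Q|}2\int_0^\omega G_s\,ds$.
\end{proof}

\begin{remark}\label{rem:trivial}
With $X=e^{-\theta}\ge Y=e^{-\theta'}$ we have $(1-XY)^2\le(1-Y^2)^2\le1-Y^2$, so
\begin{equation}\label{eq:rcrude}
r\le(1-e^{-2\theta})^{-1},
\end{equation}
and $\tau$ is bounded uniformly in $\varepsilon$, while $\xi\to\infty$ as $\varepsilon\to\infty$ by Lemma~\ref{lem:xi} with $\omega=1$. So the trivial depth $\frac12$ suffices for large $\varepsilon$. For $d=2$ and $M\le1$, on the other hand, $|k|\le\sqrt M$ implies $\lambda\le M$, $P\le\frac14\sqrt{60}\,M<2M$ and $r(r-1)\ge\frac1{64}$, so $\tau\ge c\sqrt M$, whereas $\xi\le\log(1+z)\le M/4$ by Lemma~\ref{lem:weights}(a). So in the plane $\xi<\tau$ for small $\varepsilon$, and a depth of order at least $\varepsilon^{-1/2}$ is required.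
\end{remark}

\subsection{The case $d\ge3$}

Take the depth of Lemma~\ref{lem:T1}, and put $\beta=\frac M{M+4}$, so that $2\ell_*=\beta^{-1/2}$, and $g=2dG_0$. By \eqref{eq:r} and $\sqrt{1+y^2}\le1+y$ we have $r\le1+\frac M{4P}$. With $\sinh\theta'\ge\frac12\sqrt{M(M+4)}$ this gives $\log r\le\sqrt\beta/(2\sinh\theta)$, and by \eqref{eq:Gomega} with $\omega=0$, $\tau\le\frac12\sqrt\beta\,G_0$. So it suffices to show
\[
\xi>\tfrac12\beta G_0=\frac g{4d}\cdot\frac M{M+4}.
\]
Since $\varepsilon=\frac M{2d}\sqrt{\pi/d}$ and $2\pi G_0=\pi g/d$, we have $\varepsilon/\sqrt{2\pi G_0}=M/(2d\sqrt g)$. Lemma~\ref{lem:xi} with $\omega=0$ and $\log(1+y)\ge\frac y{1+y}$ give $\xi\ge M/(2d\sqrt g+M)$. The required inequality follows from $4dM+16d>gM+2dg^{3/2}$, which holds term by term if $g<4$.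

To see that $g<4$, write $1/y=\int_0^\infty e^{-sy}ds$ in the definition of $G_0$. With $\Theta(s)=\frac1\pi\int_0^\pi e^{-s(1-\cos v)}dv$ this gives $g=d\int_0^\infty\Theta(s)^dds=\int_0^\infty\Theta(t/d)^ddt$. Now $\Theta(t/d)^d$ is the $L^{1/d}$ mean of $v\mapsto e^{-t(1-\cos v)}$ with respect to a probability measure, and such means are nondecreasing in the exponent by Jensen's inequality. So $g$ is nonincreasing in $d$, and it suffices to take $d=3$. From $1-\cos v\ge2v^2/\pi^2$ on $[0,\pi]$ we get $\Theta(s)\le\frac1\pi\int_0^\infty e^{-2sv^2/\pi^2}dv=c_0s^{-1/2}$ with $c_0^2=\pi/8$, and $\Theta\le1$. Hence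
\[
g\le3\Bigl(c_0^2+\int_{c_0^2}^\infty c_0^3s^{-3/2}ds\Bigr)=9c_0^2=\frac{9\pi}8<4 .
\]
This proves Proposition~\ref{prop:positive} for $d\ge3$.

\subsection{The case $d=2$}

Here $z=\varepsilon\sqrt{2/\pi}$, so $p\le z<0.7979\,\varepsilon$ and $M=4z<3.1916\,\varepsilon$. Also $\tau=\frac1{2\pi}\int_0^\pi\log r\,dk$. We use the variable $s=\sqrt\lambda=2\sin\frac k2\in[0,2]$, for which $dk=(1-s^2/4)^{-1/2}ds$.

\begin{lemma}\label{lem:d2}
Let $d=2$. Then
\begin{enumerate}
\item[(a)] $\tau\le\frac{4-\pi}8\sqrt M$;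
\item[(b)] $\tau\le\frac18(5\log5-4\log4)<0.313$;
\item[(c)] for $\omega>0$, $\ 2\pi G_\omega\le\frac12\log\frac{32}\omega+\frac\omega{16}$ and $\frac12\int_0^\omega G_s\,ds\le\frac\omega{8\pi}\bigl(\log\frac{32}\omega+1+\frac\omega{16}\bigr)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $s'=\sqrt{s^2+M}$ and $r_0(s)=\frac{(s+s')^2}{4ss'}$. Then $r_0-1=\frac{(s'-s)^2}{4ss'}\ge0$ and $r_0(r_0-1)=\frac{M^2}{16(ss')^2}$. By \eqref{eq:r}, $P\ge ss'$, and $y(y-1)$ is increasing for $y\ge1$; so $r\le r_0$, and $r_0$ is decreasing in $s$. If $w$ is increasing and $\psi$ is decreasing on $[0,2]$, integrating $(w(s)-w(t))(\psi(s)-\psi(t))\le0$ over the square gives Chebyshev's inequality $\int w\psi\le\frac12\int w\int\psi$. With $w=(1-s^2/4)^{-1/2}$, $\int_0^2w=\pi$, and $\psi=\log r_0\ge0$,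
\[
\tau\le\frac1{2\pi}\cdot\frac\pi2\int_0^2\log r_0\,ds\le\frac{\sqrt M}4\int_0^\infty\psi_1(y)\,dy,\qquad\psi_1(y)=\log\frac{(y+\sqrt{1+y^2})^2}{4y\sqrt{1+y^2}},
\]
by the substitution $s=\sqrt M\,y$. We have $y\psi_1(y)\to0$ as $y\to0$, and also as $y\to\infty$, because $\psi_1(y)\le(\sqrt{1+y^2}-y)^2/4y^2=O(y^{-4})$. Integrating by parts, with $-y\psi_1'(y)=2-\frac1{1+y^2}-\frac{2y}{\sqrt{1+y^2}}$,
\[
\int_0^\infty\psi_1\,dy=\lim_{y\to\infty}\bigl(2y-\arctan y-2\sqrt{1+y^2}+2\bigr)=2-\frac\pi2 .
\]

(b) By \eqref{eq:rcrude}, $r\le\frac12(1+\coth\theta)\le1+\frac1{2\sinh\theta}$, since $\coth\theta=(1+\sinh^{-2}\theta)^{1/2}$. As $\sinh\theta\ge s\ge2k/\pi$, we get $r\le1+\frac\pi{4k}$, and with $k=\pi y/4$,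
\[
\tau\le\frac18\int_0^4\log\Bigl(1+\frac1y\Bigr)dy=\frac18\Bigl[(y+1)\log(y+1)-y\log y\Bigr]_0^4 .
\]

(c) In \eqref{eq:Gomega} use $\sqrt{\lambda+\omega+4}\ge2(1+s^2/4)^{1/2}$. Then
\[
2\pi G_\omega\le\int_0^2\frac{ds}{\sqrt{1-s^4/16}\,\sqrt{s^2+\omega}}\le\operatorname{asinh}\frac2{\sqrt\omega}+\int_0^2\Bigl(\bigl(1-\tfrac{s^4}{16}\bigr)^{-1/2}-1\Bigr)\frac{ds}s .
\]
The substitution $1-s^4/16=y^2$, for which $ds/s=-y\,dy/(2(1-y^2))$, turns the last integral into $\frac12\int_0^1\frac{dy}{1+y}=\frac12\log2$. From $\sqrt{1+X^2}\le X+\frac1{2X}$ we get $\operatorname{asinh}X\le\log2X+\frac1{4X^2}$, which for $X=2/\sqrt\omega$ is $\frac12\log\frac{16}\omega+\frac\omega{16}$. This is the first bound, and integrating it over $(0,\omega)$ gives the second.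
\end{proof}

In Lemma~\ref{lem:xi} the gain is about $\varepsilon/\sqrt x$ and the loss about $\omega x/4\pi$, where $x=\frac12\log\frac{32}\omega$. The choice $\omega=\varepsilon x^{-3/2}$ makes the two comparable, with the loss a small fraction of the gain. We therefore parametrize
\[
\omega=32e^{-2x},\qquad\varepsilon=32x^{3/2}e^{-2x},\qquad x\ge2.5 .
\]
The function $x\mapsto\varepsilon$ is decreasing and maps $[2.5,\infty)$ onto $(0,\varepsilon_1]$, where $\varepsilon_1=32(2.5)^{3/2}e^{-5}>0.852$. Put $y=\varepsilon(x+2e^{-2x})^{-1/2}$. By Lemmas~\ref{lem:xi} and~\ref{lem:d2}(c), $\xi\ge\log(1+y)-\frac\omega{8\pi}(2x+1+2e^{-2x})$. We use $\log(1+y)\ge y(1-\frac y2)$, the lower bound $y\ge\varepsilon x^{-1/2}(1-e^{-2x}/x)$ and the upper bound $\frac y2\le\frac12\varepsilon x^{-1/2}=16xe^{-2x}<1$. This gives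
\begin{equation}\label{eq:B}
\frac\xi\varepsilon\ge\frac{\Xi(x)}{\sqrt x},\qquad\Xi(x)=\bigl(1-16xe^{-2x}\bigr)\Bigl(1-\frac{e^{-2x}}x\Bigr)-\frac1{4\pi}\Bigl(1+\frac{\frac12+e^{-2x}}x\Bigr).
\end{equation}
For $x\ge2.5$ both factors of the product are positive and increasing and the subtracted term is decreasing, so $\Xi$ is increasing. From $e^{-5}<0.00674$ and $e^{-10}<0.000046$,
\[
\Xi(2.5)>0.7304\cdot0.997-0.0958>0.63,\qquad\Xi(5)>0.9962-0.0876>0.908 .
\]
We distinguish three ranges of $\varepsilon$.

\emph{Range $\varepsilon\ge\varepsilon_1$.} At $\varepsilon_1$, \eqref{eq:B} gives $\xi>0.852\cdot0.63/\sqrt{2.5}>0.339$, and $\xi$ is nondecreasing in $\varepsilon$. With the trivial depth $\ell_*=\frac12$ and Lemma~\ref{lem:d2}(b), $2\xi\ell_*>0.339>0.313>\tau$.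

\emph{Range $2.5\le x\le27$.} Take the depth of Lemma~\ref{lem:T1}, so that $2\ell_*>2/\sqrt M$. By Lemma~\ref{lem:d2}(a) it suffices that $\xi\ge\frac{4-\pi}{16}M$, and $\frac{4-\pi}{16}M<0.05366\cdot3.1916\,\varepsilon<0.1713\,\varepsilon$. By \eqref{eq:B}, $\xi/\varepsilon>0.63/\sqrt5>0.28$ for $2.5\le x\le5$, and $\xi/\varepsilon>0.908/\sqrt{27}>0.1747$ for $5\le x\le27$.

\emph{Range $x\ge27$.} The bound $\xi\ge0.9\,\varepsilon x^{-1/2}$ from \eqref{eq:B} degenerates as $x\to\infty$, and the factor $x^{-1/2}$ has to be recovered from the depth. In Lemma~\ref{lem:T2} we want $\log R$ of order $x$ and $R$ small compared with $\varepsilon^{-1/2}$, which is of order $e^xx^{-3/4}$. Take $R=\lfloor e^{2x/3}\rfloor$. Then $2R+1\ge e^{2x/3}$, so $g_R\ge x/12$, $M_R\le12\cdot0.7979\,\varepsilon/x<9.58\,\varepsilon/x$, and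
\[
\ell_*\ge\frac1{2\sqrt{M_R}}-R\ge0.161\sqrt{x/\varepsilon}-R .
\]
Moreover $R\sqrt{\varepsilon/x}\le\sqrt{32}\,x^{1/4}e^{-x/3}$, which is decreasing in $x$ and at $x=27$ is less than $5.66\cdot2.28\cdot0.000124<0.002$. So the lower bound for $\ell_*$ is positive, and
\[
2\xi\ell_*\ge1.8\,\varepsilon x^{-1/2}\bigl(0.161\sqrt{x/\varepsilon}-R\bigr)=\sqrt\varepsilon\,\bigl(1.8\cdot0.161-1.8R\sqrt{\varepsilon/x}\bigr)>0.28\sqrt\varepsilon .
\]
By Lemma~\ref{lem:d2}(a), $\tau\le0.1074\sqrt{3.1916\,\varepsilon}<0.192\sqrt\varepsilon$. This completes the proof of Proposition~\ref{prop:positive}.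

\section{The neighborhood of the affine profile}\label{sec:bar}

We prove Proposition~\ref{prop:bar}. Near $\bar h$ the pinned set has small density $s$. Its entropy is of order $N^ds\log(1/s)$, and we show that forcing the field from height of order $N$ down to $0$ on such a set costs energy of order $N^ds^{\gamma}$ with $\gamma<1$, which is much more. The energy bound is a capacity estimate, which we take from the Sobolev inequality by interpolation.

For $f$ on $\bar\Gamma_N$ let $F$ be the multilinear interpolation on $D$ with $F(x/N)=f_x$. Then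
\begin{equation}\label{eq:interp}
\int_D|\nabla F|^2\le N^{2-d}\mathcal E(f).
\end{equation}
Indeed, on a cell $\partial_iF$ is a convex combination of $N$ times the differences of $f$ along the $2^{d-1}$ edges of the cell in direction $i$, and each weight has integral $2^{-(d-1)}N^{-d}$ over the cell. By Jensen's inequality the integral of $|\partial_iF|^2$ over the cell is at most $2^{-(d-1)}N^{2-d}$ times the sum of the squared differences, and an edge lies in at most $2^{d-1}$ cells. We also use that
\begin{equation}\label{eq:poincare}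
\|F\|_{L^2(D)}\le\|\partial_1F\|_{L^2(D)}\qquad\text{if }F=0\text{ on }\{t_1=0\},
\end{equation}
which follows from $F(t)=\int_0^{t_1}\partial_1F$ and Cauchy--Schwarz.

\begin{proof}[Proof of Proposition~\ref{prop:bar}]
Let $a_0=\min(a,b)>0$, so that $\bar h\ge a_0$ and $h_\emptyset\ge a_0N$. Under $\mathbf P^A$ the field vanishes on $A$, so $D_N(\phi,\bar h)\ge a_0|A|N^{-d}$. Only sets with $|A|\le s_0N^d$, $s_0=\delta_0/a_0$, contribute to \eqref{eq:expansion}, and
\[
\mathcal R_N\,\mu_N\bigl(D_N(\phi,\bar h)\le\delta_0\bigr)\le\sum_{|A|\le s_0N^d}w_\Gamma(A)\,e^{-\frac12(\mathcal C(A)-\mathcal C(\emptyset))}.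
\]
The term $A=\emptyset$ equals $1$. For $A\ne\emptyset$ put $f=h_\emptyset-h_A$. It vanishes on the faces, satisfies $f\ge a_0N$ on $A$, and $\mathcal E(f)=\mathcal C(A)-\mathcal C(\emptyset)$ by \eqref{eq:orth}.

Let $q=\frac{2d}{d-2}$ for $d\ge3$, $q=4$ for $d=2$ and $q=\infty$ for $d=1$, and $\gamma=2/q\in[0,1)$. The Sobolev embedding $H^1(D)\subset L^q(D)$, \eqref{eq:poincare} and \eqref{eq:interp} give $\|F\|_{L^q}^2\le CN^{2-d}\mathcal E(f)$. On the finite-dimensional space of multilinear functions on the unit cube, the $L^q$ norm is equivalent to the $\ell^q$ norm of the values at the vertices. Scaling to cells of side $1/N$ and summing, $N^{-d}\sum_x|f_x|^q\le C\|F\|_{L^q}^q$; for $q=\infty$, $\max|f_x|\le\|F\|_\infty$. Hence $(a_0N)^2(|A|/N^d)^\gamma\le CN^{2-d}\mathcal E(f)$, that is,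
\[
\tfrac12\bigl(\mathcal C(A)-\mathcal C(\emptyset)\bigr)\ge c_1N^d\bigl(|A|/N^d\bigr)^\gamma .
\]
With $w_\Gamma(A)\le z^{|A|}$, $z_+=\max(1,z)$, $\binom{N^d}k\le(eN^d/k)^k$ and $s=k/N^d$, the sum over $A\ne\emptyset$ is at most
\[
\sum_{1\le k\le s_0N^d}\exp\Bigl(N^d\Bigl[s\log\frac{ez_+}s-c_1s^\gamma\Bigr]\Bigr).
\]
Since $s^{1-\gamma}\log(ez_+/s)\to0$ as $s\to0$, we can choose $\delta_0$ so small that for $s\le s_0$ the bracket is at most $-\frac12c_1s^\gamma\le-\frac12c_1N^{-d\gamma}$. The sum is then at most $N^d\exp(-\frac12c_1N^{d(1-\gamma)})\to0$.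
\end{proof}

\section{Concentration on the two minimizers}\label{sec:away}

We prove Proposition~\ref{prop:away}. Fix $\delta>0$, let $\mathcal M=\{\hat h,\bar h\}$ and $\mathcal K=\{D_N(\phi,h)>\delta\text{ for all }h\in\mathcal M\}$. Since $\mathcal Z_N^\varepsilon\ge\mathcal Z_N^0=Z(\Gamma)e^{-\Sigma_{\min}N^d}$, by \eqref{eq:expansion} it suffices to show
\begin{equation}\label{eq:goal}
\limsup_{N\to\infty}N^{-d}\log\sum_{A\subset\Gamma}w_\Gamma(A)\,e^{-\frac12\mathcal C(A)}\,\mathbf P^A(\mathcal K)<-\Sigma_{\min}.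
\end{equation}
Here only the volume order matters. We bound the total weight of the pinned sets by $e^{\xi|U|}$, where $U$ is a coarse-grained version of $A$; then bound the Gaussian probability by the energy of a single deterministic function; and finally compare the resulting discrete variational problem with $\Sigma$.

\subsection{The weight of the pinned sets}

Let $L=\lfloor N^{1/(d+2)}\rfloor$. This scale must be large, $\log N=o(L)$, so that boxes of side $L$ see the free energy and can be decoupled cheaply, and small, $L^{d+1}=o(N^2)$, so that one zero in a box forces the macroscopic height on the box to be small or the energy to be large. For $N$ large, partition each coordinate range into intervals of length $L$ or $L+1$; this is possible because an integer $n\ge L^2$ has the form $iL+j$ with $0\le j<L\le i$. This partitions $\Gamma$ into at most $N^d/L^d$ boxes $B$. Let $\mathcal G$ be the set of sites with some coordinate equal to the first point of its interval, so $|\mathcal G|\le dN^d/L$, and let $Q_B=B\setminus\mathcal G$.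 The $Q_B$ are boxes with sides $L-1$ or $L$, and no edge joins two of them. Removing the sites of $\mathcal G$ one at a time, Lemma~\ref{lem:green} gives
\[
Z(\Gamma\setminus A)\le(2\pi N)^{|\mathcal G|/2}\prod_BZ(Q_B\setminus A),\qquad Z(\Gamma)\ge(\pi/d)^{|\mathcal G|/2}\prod_BZ(Q_B).
\]
Let $U(A)$ be the union of the boxes $B$ with $A\cap Q_B\ne\emptyset$. For a given union of boxes $U$, summing over $A\cap\mathcal G$ and over the sets $A\cap Q_B$, $B\subset U$, and using Lemma~\ref{lem:free},
\[
\sum_{A:\,U(A)=U}w_\Gamma(A)\le(2dN)^{|\mathcal G|/2}(1+\varepsilon)^{|\mathcal G|}\prod_{B\subset U}\rho_{Q_B}(Q_B)\le e^{\xi|U|+o(N^d)},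
\]
uniformly in $U$, because $|\mathcal G|\log N=o(N^d)$. There are at most $2^{N^d/L^d}=e^{o(N^d)}$ sets $U$. Hence
\begin{equation}\label{eq:max}
\sum_Aw_\Gamma(A)\,e^{-\frac12\mathcal C(A)}\,\mathbf P^A(\mathcal K)\le e^{o(N^d)}\max_A\Bigl\{e^{\xi|U(A)|}e^{-\frac12\mathcal C(A)}\,\mathbf P^A(\mathcal K)\Bigr\}.
\end{equation}

\subsection{The Gaussian probability}

A Gaussian measure gives a convex set a probability of at most $e^{-\frac12\mathcal E_{\min}}$, where $\mathcal E_{\min}$ is the least energy in the set. The event $\mathcal K$ is not convex, so we cover it, up to negligible events, by a bounded number of convex sets, defined by the averages of the field over macroscopic boxes. Let $\mathcal F_A$ be the set of $\psi$ on $\bar\Gamma_N$ with boundary values $aN,bN$, $\psi=0$ on $A$, and $D_N(\psi,h)\ge\frac\delta2$ for all $h\in\mathcal M$.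

\begin{lemma}\label{lem:gauss}
Let $\gamma>0$. There is $n_*$, independent of $N$ and $A$, such that for $N$ large and all $A\subset\Gamma$
\[
e^{-\frac12\mathcal C(A)}\mathbf P^A(\mathcal K)\le(2+n_*)e^{-\gamma N^d}+n_*\exp\Bigl(-\tfrac12\inf_{\psi\in\mathcal F_A}\mathcal E(\psi)\Bigr).
\]
\end{lemma}

\begin{proof}
For functions on $\Gamma$ put $\|f\|_*=N^{-d-1}\sum_x|f_x|$, so that $|D_N(\phi,h)-D_N(\phi',h)|\le\|\phi-\phi'\|_*$. Let $n\ge1$ be an integer to be chosen. Cut each coordinate range into $n+1$ intervals of nearly equal length; for $N$ large this partitions $\Gamma$ into $(n+1)^d$ boxes with sides at most $N/n$. Let $\Pi$ be the orthogonal projection that averages over these boxes. The graph Laplacian of a path with $i$ vertices has eigenvalues $2-2\cos(\pi j/i)$, $0\le j<i$, so its smallest nonzero eigenvalue is $4\sin^2\frac\pi{2i}\ge4/i^2$; on a box the eigenvalues add. Summing over the boxes,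
\begin{equation}\label{eq:gap}
\|f-\Pi f\|_2^2\le\frac{N^2}{4n^2}\mathcal E(f)\qquad\text{for }f\text{ vanishing on the faces.}
\end{equation}

\emph{Oscillation inside the boxes.} Write $\phi=h_A+\varphi$. For $v\in\{\pm1\}^\Gamma$ let $v^\perp=v-\Pi v$. Then $\langle v,\varphi-\Pi\varphi\rangle=\langle v^\perp,\varphi\rangle$ is centered Gaussian with variance $\sup_f\{2\langle v^\perp,f\rangle-\mathcal E(f)\}$, the supremum over $f$ supported in $\Gamma\setminus A$. By \eqref{eq:gap}, $\langle v^\perp,f\rangle=\langle v^\perp,f-\Pi f\rangle\le N^{d/2}\frac N{2n}\mathcal E(f)^{1/2}$, so the variance is at most $N^{d+2}/4n^2$. A centered Gaussian with variance at most $\sigma^2$ exceeds $t\geq0$ with probability at most $e^{-t^2/2\sigma^2}$. Since $\sum_x|f_x|=\max_v\langle v,f\rangle$, a union bound over the at most $2^{N^d}$ vectors $v$ gives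
\[
\mathbf P^A\bigl(\|\varphi-\Pi\varphi\|_*>\tfrac\delta8\bigr)\le\exp\bigl(N^d(\log2-\tfrac{\delta^2n^2}{32})\bigr).
\]
Fix $n$ so large that this is at most $e^{-\gamma N^d}$ and that $\sqrt{2\gamma}/2n\le\delta/8$.

\emph{Size of the averages.} The smallest eigenvalue of $-\Delta_\Gamma$ is $2-2\cos(\pi/N)\ge4/N^2$, so the same variational formula bounds the variance of $\langle v,\Pi\varphi\rangle=\langle\Pi v,\varphi\rangle$ by $N^{d+2}/4$, and $\mathbf P^A(\|\Pi\varphi\|_*>\varrho)\le\exp(N^d(\log2-2\varrho^2))\le e^{-\gamma N^d}$ for a suitable fixed $\varrho$.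

\emph{Covering.} The range of $\Pi$ with the norm $\|\cdot\|_*$ has dimension $(n+1)^d$. A maximal $\frac\delta8$-separated subset of the ball of radius $\varrho$ has at most $n_*=(1+16\varrho/\delta)^{(n+1)^d}$ points, since the balls of radius $\frac\delta{16}$ around them are disjoint and lie in the ball of radius $\varrho+\frac\delta{16}$; the closed balls $\mathcal B$ of radius $\frac\delta8$ around these points cover the ball of radius $\varrho$. Call $\mathcal B$ \emph{relevant} if there is $\varphi_0$ supported in $\Gamma\setminus A$ with $h_A+\varphi_0\in\mathcal K$, $\|\varphi_0-\Pi\varphi_0\|_*\le\frac\delta8$ and $\Pi\varphi_0\in\mathcal B$. Then $\mathbf P^A(\mathcal K)\le2e^{-\gamma N^d}+\sum_{\mathcal B\text{ relevant}}\mathbf P^A(\Pi\varphi\in\mathcal B)$, and for a relevant ball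
\begin{equation}\label{eq:far}
D_N(h_A+y,h)\ge\delta-\tfrac\delta8-\tfrac\delta4=\tfrac{5\delta}8\qquad\text{for all }y\in\mathcal B,\ h\in\mathcal M .
\end{equation}

\emph{One relevant ball.} The set $\mathcal X=\{g\in\mathbb R^{\Gamma\setminus A}:\Pi g\in\mathcal B\}$ is closed, convex and nonempty. Let $f$ minimize $\mathcal E$ on $\mathcal X$, and let $\mathcal E(\cdot,\cdot)$ be the bilinear form. For $g\in\mathcal X$ the function $s\mapsto\mathcal E(f+s(g-f))$ on $[0,1]$ is minimal at $0$, so $\mathcal E(f,g)\ge\mathcal E(f)$. Under $\mathbf P^A$ the variable $\mathcal E(f,\varphi)=\langle-\Delta_{\Gamma\setminus A}f,\varphi\rangle$ is centered Gaussian with variance $\mathcal E(f)$. Hence $\mathbf P^A(\Pi\varphi\in\mathcal B)\le e^{-\frac12\mathcal E(f)}$. If $\mathcal E(f)\ge2\gamma N^d$, this is at most $e^{-\gamma N^d}$. Otherwise \eqref{eq:gap} gives $\|f-\Pi f\|_*\le N^{-d/2-1}\|f-\Pi f\|_2\le\sqrt{2\gamma}/2n\le\frac\delta8$, so $\psi=h_A+f$ lies in $\mathcal F_A$ by \eqref{eq:far} with $y=\Pi f$, and $\mathcal C(A)+\mathcal E(f)=\mathcal E(\psi)$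 by \eqref{eq:orth}.
\end{proof}

Take $\gamma=\xi+\Sigma_{\min}+1$ and put
\[
e_N=\min_{A\subset\Gamma}\ \inf_{\psi\in\mathcal F_A}N^{-d}\bigl(\tfrac12\mathcal E(\psi)-\xi|U(A)|\bigr).
\]
Since $|U(A)|\le N^d$, the maximum in \eqref{eq:max} is at most $(2+n_*)e^{-(\Sigma_{\min}+1)N^d}+n_*e^{-e_NN^d}$. So \eqref{eq:goal} follows from the next lemma.

\subsection{Passage to the continuum}

\begin{lemma}\label{lem:compact}
$\liminf_{N\to\infty}e_N>\Sigma_{\min}$.
\end{lemma}

\begin{proof}
Suppose not. Then along a subsequence there are $A_N$ and $\psi_N\in\mathcal F_{A_N}$ such that, with $U_N=U(A_N)$,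
\begin{equation}\label{eq:contra}
\limsup N^{-d}\bigl(\tfrac12\mathcal E(\psi_N)-\xi|U_N|\bigr)\le\Sigma_{\min}.
\end{equation}
In particular $\mathcal E(\psi_N)\le CN^d$. Let $h_N\in\mathcal H$ be the multilinear interpolation of $\psi_N/N$, and $\tilde h_N$ the step function equal to $\psi_N(x)/N$ on the cell $x/N+[0,1/N)^d$. By \eqref{eq:interp}, $\int_D|\nabla h_N|^2\le N^{-d}\mathcal E(\psi_N)$, and by \eqref{eq:poincare} applied to $h_N-a$ the sequence is bounded in $H^1(D)$. On a cell $|h_N-\tilde h_N|$ is at most $1/N$ times the sum of the absolute differences of $\psi_N$ along the edges of the cell, so $\|h_N-\tilde h_N\|_{L^2}^2\le CN^{-d-2}\mathcal E(\psi_N)\to0$. By the Rellich theorem, along a further subsequence $h_N\to h$ weakly in $H^1$ and strongly in $L^2$, and then $\tilde h_N\to h$ in $L^2$. The trace is a bounded linear operator, so $h\in\mathcal H$, and the Dirichlet integral is weakly lower semicontinuous, so $\int|\nabla h|^2\le\liminf N^{-d}\mathcal E(\psi_N)$.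

Let $U_N'\subset D$ be the union of the cells of the sites of $U_N$, so $|U_N'|=N^{-d}|U_N|$. Every box $B\subset U_N$ contains a zero of $\psi_N$, which is joined to any $x\in B$ by a path in $B$ with at most $dL$ edges. So $\psi_N(x)^2\le dL\,\mathcal E_B(\psi_N)$, where $\mathcal E_B$ is the energy of the edges inside $B$, and
\[
\int_{U_N'}\tilde h_N^2=N^{-d-2}\sum_{x\in U_N}\psi_N(x)^2\le N^{-d-2}d(L+1)^{d+1}\mathcal E(\psi_N)\to0 .
\]
Hence $\int_{U'_N}h^2\to0$, and for every $\eta>0$, $|U_N'|\le|\{|h|\le\eta\}|+\eta^{-2}\int_{U_N'}h^2$. Letting $N\to\infty$ and then $\eta\to0$ gives $\limsup|U_N'|\le|\{h=0\}|$. Together with \eqref{eq:contra},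
\[
\Sigma(h)\le\liminf\tfrac12N^{-d}\mathcal E(\psi_N)-\xi\limsup|U_N'|\le\limsup N^{-d}\bigl(\tfrac12\mathcal E(\psi_N)-\xi|U_N|\bigr)\le\Sigma_{\min},
\]
where the middle inequality is seen along a subsequence on which $|U_N'|$ tends to its upper limit. By Lemma~\ref{lem:min}, $h\in\mathcal M$; in particular $h$ is Lipschitz and equals $a$ on $\{t_1=0\}$. Then $D_N(\psi_N,h)$ is the $L^1$ distance between $\tilde h_N$ and the step function built from the values $h(x/N)$, the column $x_1=0$ contributing nothing, and this step function converges to $h$ uniformly. So $D_N(\psi_N,h)\to0$, which contradicts $D_N(\psi_N,h)\ge\frac\delta2$.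
\end{proof}

This proves \eqref{eq:goal} and Proposition~\ref{prop:away}. With Proposition~\ref{prop:bar}, part (i) of Theorem~\ref{thm:main} and the reduction in Section~\ref{sec:reduction}, the proof of Theorem~\ref{thm:main} is complete.

\begin{thebibliography}{9}

\bibitem{BCF}
Erwin Bolthausen, Taizo Chiyonobu, Tadahisa Funaki,
\emph{Scaling limits for weakly pinned Gaussian random fields under the presence of two possible candidates},
arXiv:1406.7766 (2014).

\end{thebibliography}
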